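\title{Normality of integral cyclic polytopes}

\begin{abstract}
We determine which integral cyclic polytopes $C_d(\tau_1,\dots,\tau_n)$ are normal. They are always normal for $d\le 3$. For $d=4$ normality holds exactly when $\tau_3-\tau_2\ge2$ and $\tau_{n-1}-\tau_{n-2}\ge2$, and for $d\ge5$ exactly when all gaps $\tau_{i+1}-\tau_i$ other than the first and the last are at least $2$. In particular, normality is preserved when the differences $\tau_j-\tau_i$ are enlarged. The proof views lattice points of the cone over the polytope as nonnegative weights on the nodes $\tau_i$ and splits off a lattice point of the polytope by a greedy argument around a node of large weight.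
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $d$ and $n$ be positive integers with $n\ge d+1$, and let $\tau_1<\dots<\tau_n$ be integers, called \emph{nodes}. The \emph{integral cyclic polytope} $C_d(\tau_1,\dots,\tau_n)\subset\mathbb R^d$ is the convex hull of the points $(\tau_i,\tau_i^2,\dots,\tau_i^d)$, $1\le i\le n$. We write $\Delta_{ij}=\tau_j-\tau_i$ for $i<j$ and call the numbers $\Delta_{i,i+1}$ the \emph{gaps}; the gaps with $2\le i\le n-2$ are the \emph{interior} gaps.

For an integral convex polytope $P\subset\mathbb R^N$ let $P^*\subset\mathbb R^{N+1}$ be the convex hull of the points $(1,\alpha)$ with $\alpha\in P$, and let $\mathcal A_P=P^*\cap\mathbb Z^{N+1}$. The polytope $P$ is \emph{normal} if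
\[
\mathbb Z_{\ge0}\mathcal A_P=\mathbb Z\mathcal A_P\cap\mathbb Q_{\ge0}\mathcal A_P .
\]
For cyclic polytopes $\mathbb Z\mathcal A_P$ is the full lattice $\mathbb Z^{d+1}$ (Lemma~\ref{lem:lattice}), so normality says that for every $k\ge1$ each lattice point of $kP$ is a sum of $k$ lattice points of $P$.

The number $\Delta_{ij}$ has a lattice meaning. The vector $\bigl((\tau_j^k-\tau_i^k)/(\tau_j-\tau_i)\bigr)_{1\le k\le d}$ is integral and has first coordinate $1$, so the segment between the $i$-th and the $j$-th vertex is cut by lattice points into exactly $\Delta_{ij}$ equal parts. Larger differences therefore supply more lattice points that can serve as summands, and one is led to guess that they help normality. On the other hand they also create more lattice points that have to be decomposed, and spreading the nodes is not a dilation: replacing each $\tau_i$ by $2\tau_i$ multiplies the $k$-th coordinate by $2^k$. The following problem comes from the paper of Hibi, Higashitani, Katth\"an and Okazaki \cite{HHKO}.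

\medskip
\noindent\textbf{Problem.} \emph{Let $P=C_d(\tau_1,\dots,\tau_n)$ be normal, and let $\tau_1'<\dots<\tau_n'$ be integers with $\tau_j'-\tau_i'\ge\Delta_{ij}$ for all $i<j$. Is $P'=C_d(\tau_1',\dots,\tau_n')$ normal?}
\medskip

The answer is yes. We do not compare $P$ with $P'$; instead we determine all normal integral cyclic polytopes.

\begin{theorem}\label{thm:main}
Let $P=C_d(\tau_1,\dots,\tau_n)$ with $n\ge d+1$.
\begin{itemize}
\item[(a)] If $d\le3$, then $P$ is normal.
\item[(b)] If $d=4$, then $P$ is normal if and only if $\Delta_{23}\ge2$ and $\Delta_{n-2,n-1}\ge2$.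
\item[(c)] If $d\ge5$, then $P$ is normal if and only if $\Delta_{i,i+1}\ge2$ for all $2\le i\le n-2$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:monotone}
If $C_d(\tau_1,\dots,\tau_n)$ is normal and $\tau_j'-\tau_i'\ge\Delta_{ij}$ for all $i<j$, then $C_d(\tau_1',\dots,\tau_n')$ is normal.
\end{corollary}

\begin{proof}
For given $d$ and $n$ the conditions in Theorem~\ref{thm:main} are lower bounds on some of the gaps. If the $\tau_i$ satisfy them, so do the $\tau_i'$.
\end{proof}

Thus only gaps of length $1$ matter, the first and the last gap never matter, and dimension $4$ is special: $C_4(-2,0,1,3,4)$ is not normal, $C_4(-3,-2,0,1,3,4)$ is normal, and $C_5(-3,-2,0,1,3,4)$ is not.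

\subsection*{Plan of the proof}
A point of the cone over $P^*$ is a nonnegative combination of the vertices, that is, a system of nonnegative weights on the nodes, and by Carath\'eodory's theorem one may take at most $d+1$ nodes. Normality then becomes a question about weight vectors: below every integral weight vector of total weight at least $2$, find an integral one of total weight $1$ (Section~\ref{sec:prelim}). Section~\ref{sec:nonnormal} constructs a vector for which this is impossible; this is the ``only if'' part of (b) and~(c). Section~\ref{sec:four} treats at most four nodes by slicing a tetrahedron into lattice polygons, which gives~(a). For more nodes we use a greedy method, the \emph{window method} of Section~\ref{sec:window}: fix a node of large weight $x$, extract small integral pieces from the other nodes, and stop when the extracted weight lies in $[1-x,1]$. Sections \ref{sec:gaps2} and~\ref{sec:interior} carry this out when all gaps, and then all interior gaps, are at least~$2$; Corollary~\ref{cor:interior} is the ``if'' part of~(c).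 In dimension $4$ some five-node subsets are bad although the polytope is normal, so one has to move between different weight vectors for the same point. Section~\ref{sec:five} locates the bad vectors on five nodes, and Section~\ref{sec:dim4} reduces the ``if'' part of (b) to $n=6,7,8$ and settles these three cases (Theorem~\ref{thm:dim4}).

\section{Functionals, weights and units}\label{sec:prelim}

\subsection{Functionals}
We identify $\mathbb R^{d+1}$ with the space of linear functionals $L$ on $\mathbb R[t]_{\le d}$, the polynomials of degree at most $d$, through the coordinates $L(1),L(t),\dots,L(t^d)$. We call $L$ \emph{integral} if these coordinates are integers, and $L(1)$ is the \emph{height} of $L$. If $p_0,\dots,p_d\in\mathbb Z[t]$ are monic of degrees $0,\dots,d$, they form a $\mathbb Z$-basis of $\mathbb Z[t]_{\le d}$, so $L$ is integral if and only if all $L(p_k)$ are integers.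

The evaluation $\mathrm{ev}_\tau\colon p\mapsto p(\tau)$ is the point $(1,\tau,\dots,\tau^d)$. For $T=\{\tau_1<\dots<\tau_n\}$ we write $C_d(T)$ for the cyclic polytope $P$ and $\operatorname{cone}(T)=\sum_{\tau\in T}\mathbb R_{\ge0}\,\mathrm{ev}_\tau$. Then $\mathcal A_P$ is the set of integral elements of height $1$ in $\operatorname{cone}(T)$; we call them the \emph{lattice points} of $P$. A \emph{representation} of $L$ on $T$ is a vector $\lambda\ge0$ on $T$ with $L=\sum\lambda_\tau\,\mathrm{ev}_\tau$. Any $d+1$ or fewer distinct evaluations are linearly independent (Vandermonde), and by Carath\'eodory's theorem every $L\in\operatorname{cone}(T)$ has a representation whose support has at most $d+1$ nodes.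

The substitutions $t\mapsto m+t$ and $t\mapsto m-t$ with $m\in\mathbb Z$ map $\mathbb Z[t]_{\le d}$ onto itself, so they preserve integrality, heights and normality. We refer to them as \emph{translation} and \emph{mirror}. The mirror reverses the sequence of gaps: the $i$-th gap becomes the $(n-i)$-th.

\begin{lemma}\label{lem:lattice}
For $P=C_d(T)$ we have $\mathbb Z\mathcal A_P=\mathbb Z^{d+1}$.
\end{lemma}

\begin{proof}
We use induction on $d$ in steps of $2$, allowing $d=0$. For $d=0$ the set $\mathcal A_P$ is $\{1\}$, and for $d=1$ it contains $(1,\tau_1)$ and $(1,\tau_1+1)$. Let $d\ge2$, and translate so that $\tau_1=0$, $\tau_2=g$. We use the coordinates $L(1)$, $L(t)$ and $p\mapsto L(t(t-g)p)$, the last being a functional on $\mathbb R[t]_{\le d-2}$; they identify the integral functionals with $\mathbb Z\times\mathbb Z\times\mathbb Z^{d-1}$. The lattice points $\mathrm{ev}_0$ and $(1-\frac1g)\mathrm{ev}_0+\frac1g\mathrm{ev}_g$ have coordinates $(1,0,0)$ and $(1,1,0)$. It suffices to lift every lattice point $M=\sum\nu_\tau\,\mathrm{ev}_\tau$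 of $C_{d-2}(\tau_3,\dots,\tau_n)$ to a lattice point $(1,1,M)$ of $P$, because by induction these $M$ generate $\mathbb Z^{d-1}$. Put $X=\sum\frac{\nu_\tau}{\tau-g}\in(0,1]$, $Y=\sum\frac{\nu_\tau}{\tau}>0$ and
\[
c_M=\frac{g-1+Y}{g}\,\mathrm{ev}_0+\frac{1-X}{g}\,\mathrm{ev}_g+\sum\frac{\nu_\tau}{\tau(\tau-g)}\,\mathrm{ev}_\tau .
\]
All coefficients are nonnegative. Since $\frac1{\tau(\tau-g)}=\frac1g\bigl(\frac1{\tau-g}-\frac1\tau\bigr)$, the last sum has height $\frac{X-Y}g$, so $c_M(1)=1$. Further $c_M(t)=(1-X)+X=1$ and $c_M(t(t-g)p)=M(p)$.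
\end{proof}

We say that an integral $L\in\operatorname{cone}(T)$ \emph{splits} if $L-c\in\operatorname{cone}(T)$ for some lattice point $c$ of $P$. An integral element of $\operatorname{cone}(T)$ is a rational nonnegative combination of linearly independent vertices, so it lies in $\mathbb Q_{\ge0}\mathcal A_P$; its height is a nonnegative integer, and height $0$ forces $L=0$. Lemma~\ref{lem:lattice} and induction on the height therefore give:
\begin{equation}\label{eq:split}
\text{$P$ is normal if and only if every integral $L\in\operatorname{cone}(T)$ with $L(1)\ge2$ splits.}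
\end{equation}

\subsection{Integral vectors and units}
Let $S\subset\mathbb Z$ be finite. For $c\in\mathbb R^S$ write $c(p)=\sum_{\tau\in S}c_\tau p(\tau)$ and $|c|=c(1)$. We call $c$ \emph{integral} if $c(p)\in\mathbb Z$ for all $p\in\mathbb Z[t]$. Division by the monic polynomial $\prod_{\tau\in S}(t-\tau)$ shows that it is enough to test a $\mathbb Z$-basis of the polynomials of degree less than $|S|$. Consequently, if $|S|\le d+1$, then $c$ is integral if and only if the functional $\sum c_\tau\,\mathrm{ev}_\tau$ on $\mathbb R[t]_{\le d}$ is integral. Testing $p=\prod_{\sigma\ne\tau}(t-\sigma)$ shows that $c_\tau\prod_{\sigma\ne\tau}(\tau-\sigma)\in\mathbb Z$, so the integral vectors on $S$ have bounded denominators.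

A \emph{unit} on $S$ is an integral vector $c\ge0$ with $|c|=1$. A real vector $\lambda\ge0$ on $S$ \emph{has a unit} if $c\le\lambda$ componentwise for some unit $c$; otherwise $\lambda$ is \emph{free}. The restriction of a free vector to a subset is free. If $S\subset T$ and $\lambda$ has a unit, then $L=\sum\lambda_\tau\,\mathrm{ev}_\tau$ splits. We call the set $S$ \emph{normal} if every integral $\lambda\ge0$ on $S$ with $|\lambda|\ge2$ has a unit; then every integral $\lambda\ge0$ on $S$ is a sum of units. By \eqref{eq:split} and Carath\'eodory's theorem,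
\begin{equation}\label{eq:subsets}
\text{if every subset of $T$ with at most $d+1$ nodes is normal, then $C_d(T)$ is normal.}
\end{equation}

The simplest units are a single node with weight $1$ and the lattice points on a segment: for nodes $u\ne v$ at distance $D=|u-v|$ and any integer $j$, the vector with $\frac jD$ at $u$ and $1-\frac jD$ at $v$ is integral, since it sends $p$ to $p(v)+j\frac{p(u)-p(v)}D$, and it is a unit for $0\le j\le D$. Taking $j=\lfloor D\lambda_u\rfloor$ we see that a free vector $\lambda$ satisfies $\lambda_\tau<1$ for all $\tau$ and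
\begin{equation}\label{eq:pair}
\lambda_v<1-\frac{\lfloor D\lambda_u\rfloor}{D}<1-\lambda_u+\frac1D\qquad(u\ne v,\ D=|u-v|).
\end{equation}
For $D=1$ this says nothing new. This is the first sign that gaps of length $1$ are the obstacle.

\subsection{Coordinates adapted to two nodes at distance one}
Suppose $0,1\in T$ and $d\ge2$. We write $L=(H,K,M)$ with $H=L(1)$, $K=L(t)$ and $M(p)=L(t(t-1)p)$, a functional on $\mathbb R[t]_{\le d-2}$; $L$ is integral if and only if $H$, $K$, $M$ are. Since $\tau(\tau-1)>0$ for integers $\tau\ne0,1$, a representation $\lambda$ of $L$ gives the representation $\nu_\tau=\tau(\tau-1)\lambda_\tau$ of $M$ on $T\setminus\{0,1\}$. Conversely $\nu$ determines $\lambda$: applying $L$ to $t$ and to $1-t$ gives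
\begin{equation}\label{eq:XY}
\lambda_\tau=\frac{\nu_\tau}{\tau(\tau-1)},\quad\lambda_1=K-X,\quad\lambda_0=H-K+Y,\qquad\text{where }X=\sum\frac{\nu_\tau}{\tau-1},\quad Y=\sum\frac{\nu_\tau}\tau .
\end{equation}
Hence $(H,K,M)\in\operatorname{cone}(T)$ if and only if $M$ has a representation on $T\setminus\{0,1\}$ with $X\le K\le H+Y$. Note that $X-Y=\sum_{\tau\ne0,1}\lambda_\tau$.

\subsection{Divided differences}
For distinct reals $a_0,\dots,a_k$ and a function $f$, the divided difference
\[
f[a_0,\dots,a_k]=\sum_i\frac{f(a_i)}{\prod_{j\ne i}(a_i-a_j)}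
\]
is the coefficient of $t^k$ in the polynomial of degree at most $k$ that interpolates $f$ at the $a_i$. It vanishes on polynomials of degree less than $k$ and equals $1$ on $t^k$. If the $a_i$ are integers, its weight vector is integral: for $p\in\mathbb Z[t]$ the interpolating polynomial is the remainder of $p$ modulo $\prod(t-a_i)$, which has integer coefficients.

To bound $X$ and $Y$ over all representations we replace $\frac1{t-1}$ and $\frac1t$ by quadratics. Let $q$ interpolate $\frac1{t-c}$ at three nodes $a_1,a_2,a_3\ne c$, and let $E=\prod(a_i-c)$. The cubic $(t-c)q-1$ vanishes at the $a_i$ and equals $-1$ at $c$, so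
\begin{equation}\label{eq:interp}
(t-c)q-1=\frac1E\prod(t-a_i),\qquad\frac1{t-c}-q=-\frac{\prod(t-a_i)}{E\,(t-c)},\qquad q=\frac1E\,t^2+\cdots .
\end{equation}

\subsection{Four tools}
The first two are elementary and are used many times.

\smallskip
\noindent\textbf{Stepping.} \emph{Let $s_0\le w+\ell$, let $0\le r_1,\dots,r_k\le\ell$, and let $s_0+r_1+\dots+r_k\ge w$. Then some partial sum $s_0+r_1+\dots+r_j$, $0\le j\le k$, lies in $[w,w+\ell]$.} Indeed, take the first partial sum that is at least $w$.

\smallskip
\noindent\textbf{Integer between bounds.} \emph{Given finitely many real lower bounds $l$ and upper bounds $u$, an integer satisfying all of them exists if $\lceil l\rceil\le u$ for every pair; when $l$ or $u$ is an integer, this follows from $l\le u$.} Indeed, take the largest of the numbers $\lceil l\rceil$.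

\smallskip
The other two concern lattice polygons.

\smallskip
\noindent\textbf{Normality in the plane.} \emph{If $Q\subset\mathbb R^2$ is a lattice point, a lattice segment or a lattice polygon, then every lattice point of $kQ$ is a sum of $k$ lattice points of $Q$.}

\smallskip
The \emph{normal fan} of a polygon $Q$ partitions the linear forms on $\mathbb R^2$ according to the face of $Q$ on which they are maximal. It does not change under dilation, and the normal fan of a Minkowski sum $Q+Q'$ is the common refinement of the fans of $Q$ and $Q'$.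

\begin{theorem}[Haase, Nill, Paffenholz and Santos \cite{HNPS}]\label{thm:HNPS}
If $Q,Q'$ are lattice polygons and the normal fan of $Q$ refines that of $Q'$, then $(Q\cap\mathbb Z^2)+(Q'\cap\mathbb Z^2)=(Q+Q')\cap\mathbb Z^2$.
\end{theorem}

\section{An interior gap of length one}\label{sec:nonnormal}

\begin{example}\label{ex:consecutive}
Let $d=4$ and $T=\{-1,0,1,2,3\}$. The functional $M=\frac5{12}\mathrm{ev}_{-1}+\frac13\mathrm{ev}_2+\frac14\mathrm{ev}_3$ on quadratics has $M(1)=1$, $M(t)=1$, $M(t^2)=4$; it is a lattice point of the triangle on the nodes $-1,2,3$, and this is its only representation there. We compute $X=-\frac5{24}+\frac13+\frac18=\frac14$ and $Y=-\frac5{12}+\frac16+\frac1{12}=-\frac16$. By \eqref{eq:XY}, $L=(2,1,M)$ is integral and lies in the cone, with weights $\bigl(\frac5{24},\frac56,\frac34,\frac16,\frac1{24}\bigr)$. Suppose $L=c+c'$ with lattice points $c,c'$. The $M$-parts of $c$ and $c'$ have nonnegative integer heights with sum $1$, and an $M$-part of height $0$ is zero. So one summand is $(1,k,M)$ with an integer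 $k$ and $X\le k\le1+Y$, that is, $\frac14\le k\le\frac56$. This is impossible, so $C_4(-1,0,1,2,3)$ is not normal.
\end{example}

The example needs a lattice point $M$ with $Y<0<X$. With more nodes $M$ has many representations, and these inequalities must hold for all of them. This can be arranged as long as only one node lies to the left of the pair $\{0,1\}$.

\begin{proposition}\label{prop:nonnormal}
If $d=4$ and $\Delta_{23}=1$ or $\Delta_{n-2,n-1}=1$, or if $d\ge5$ and $\Delta_{i,i+1}=1$ for some $2\le i\le n-2$, then $C_d(T)$ is not normal.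
\end{proposition}

\begin{proof}
\emph{The case $d=4$.} By the mirror let $\Delta_{23}=1$. Translate so that $\tau_1=-A$, $\tau_2=0$, $\tau_3=1$, and put $s_1=\tau_4\ge2$, $s_2=\tau_5\ge3$, $s=\tau_n\ge s_2$. Consider the functional on quadratics
\[
Z=\frac A{A+s_1}\,\mathrm{ev}_{-A}+\frac{s_1}{A+s_1}\,\mathrm{ev}_{s_1},\qquad Z(1)=1,\quad Z(t)=s_1-A,\quad Z(t^2)=A^2-As_1+s_1^2,
\]
and let $M$ be the lattice point one step above it: $M(1)=1$, $M(t)=Z(t)$, $M(t^2)=Z(t^2)+1$. Thus $M(q)=Z(q)+(\text{leading coefficient of }q)$ for every quadratic $q$. In the $(t,t^2)$-plane the chord from the node $-A$ to a node $\sigma$ is the line $y=(\sigma-A)x+A\sigma$. At $x=s_1-A\in(-A,s_1)$ the chord to $s_2$ lies $(s_2-s_1)(x+A)=(s_2-s_1)s_1\ge2$ above $Z$, so $M$ lies in the triangle on the nodes $-A,s_1,s_2$.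

\emph{Every representation of $M$ on $T\setminus\{0,1\}$ has $Y<0$.} Let $q$ interpolate $\frac1t$ at $-A,s_1,s$. By \eqref{eq:interp}, with $E=-As_1s$, we have $\frac1t-q=\frac{(t+A)(t-s_1)(t-s)}{As_1s\,t}$, which is at most $0$ at all nodes other than $0,1$. Since $Z(q)=\frac1{A+s_1}(-1+1)=0$, we get $Y\le M(q)=-\frac1{As_1s}<0$.

\emph{Every such representation has $X>0$.} Let $\tilde q$ interpolate $\frac1{t-1}$ at $-A,s_1,s_2$. Now $E=-(A+1)(s_1-1)(s_2-1)$, and $\frac1{t-1}-\tilde q=\frac{(t+A)(t-s_1)(t-s_2)}{(A+1)(s_1-1)(s_2-1)(t-1)}$ is at least $0$ at all nodes other than $0,1$. Since $Z(\tilde q)=\frac1{A+s_1}\bigl(\frac{s_1}{s_1-1}-\frac A{A+1}\bigr)=\frac1{(A+1)(s_1-1)}$, we get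
\[
X\ge M(\tilde q)=\frac{s_2-2}{(A+1)(s_1-1)(s_2-1)}>0 .
\]

In the representation on $\{-A,s_1,s_2\}$ we have $X=M(\tilde q)\in(0,1)$ and $Y=-\frac1{As_1s_2}\in(-1,0)$, so $L=(2,1,M)$ is integral and lies in $\operatorname{cone}(T)$. If $L$ split, then as in Example~\ref{ex:consecutive} one summand would be $(1,k,M)$, and some representation of $M$ would satisfy $0<X\le k\le1+Y<1$ with $k\in\mathbb Z$. So $L$ does not split.

\emph{The case $d\ge5$.} Here $n\ge6$. If $i=n-2$, the mirror replaces $i$ by $2\le n-3$; so we may assume $2\le i\le n-3$. Let $S=\{\tau_1,\tau_i,\tau_{i+1},\tau_{i+2},\tau_{i+3}\}$. The second gap of $S$ is $1$, so by the case $d=4$, applied to the simplex $C_4(S)$, there is a free integral vector $\lambda\ge0$ on $S$ with $|\lambda|=2$. The functional $L=\sum\lambda_\tau\,\mathrm{ev}_\tau$ on $\mathbb R[t]_{\le d}$ is integral. The quintic $w=\prod_{\sigma\in S}(t-\sigma)$, which is available because $d\ge5$, is nonnegative on $T$: the factor $t-\tau_1$ is nonnegative, and the other four factors form two pairs of consecutive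 nodes. It vanishes on $T$ exactly at $S$. If $L=c+c'$ with $c,c'\in\operatorname{cone}(T)$ and $c$ a lattice point, then $L(w)=0$ forces $c(w)=c'(w)=0$, so $c$ and $c'$ are represented on $S$. By linear independence the weights of $c$ form a unit below $\lambda$, a contradiction.
\end{proof}

\section{At most four nodes}\label{sec:four}

\begin{proposition}\label{prop:four}
Every set $S\subset\mathbb Z$ with $|S|\le4$ is normal. Consequently $C_d(T)$ is normal for $d\le3$.
\end{proposition}

\begin{proof}
The second statement follows from the first by \eqref{eq:subsets}. For $|S|\le3$ the integral vectors $\lambda\ge0$ on $S$ are the lattice points in the cone over a point, a lattice segment or the lattice triangle $C_2(S)$, and normality in the plane applies.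

Let $|S|=4$, let $P=C_3(S)$, a tetrahedron, and let $L=\sum\lambda_\tau\,\mathrm{ev}_\tau$ be integral of height $H\ge2$. The idea is to cut $P$ into slices $Q_k=P\cap\{x_1=k\}$, regarded as subsets of the $(x_2,x_3)$-plane. For an integer $k$ the vertices of $Q_k$ lie on edges of $P$ and have the form $\frac{v-k}{v-u}\mathrm{ev}_u+\frac{k-u}{v-u}\mathrm{ev}_v$, which is a unit. So $Q_k$ is a lattice polygon for $\min S<k<\max S$ and a lattice point for $k=\min S,\max S$.

If no node lies strictly between $u<v$, then
\begin{equation}\label{eq:slab}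
Q_t=\frac{v-t}{v-u}\,Q_u+\frac{t-u}{v-u}\,Q_v\qquad(u\le t\le v),
\end{equation}
because a point of $P$ with $u<x_1<v$ is not a vertex of $P$, hence not a vertex of the slab $P\cap\{u\le x_1\le v\}$, so that the slab is the convex hull of $Q_u$ and $Q_v$.

Write $L(t)=Hk+b$ with $k,k+1\in[\min S,\max S]$ and $0\le b\le H$, and let $a=H-b$. By \eqref{eq:slab} the lattice point $(L(t^2),L(t^3))$ lies in $aQ_k+bQ_{k+1}$. It suffices to write it as a sum of a lattice point of $aQ_k$ and one of $bQ_{k+1}$; normality in the plane then writes $L$ as a sum of $H$ lattice points of $P$. If $ab=0$, or if one of the two slices is a point, there is nothing to do. Suppose $k+1\notin S$, and let $u<k+1<v$ be consecutive nodes. Then $u\le k$, and by \eqref{eq:slab} the normal fan of $Q_{k+1}$ is the common refinement of those of $Q_u$ and $Q_v$, which refines that of $Q_k$. Theorem~\ref{thm:HNPS} applies to $bQ_{k+1}$ and $aQ_k$. If $k\notin S$, exchange the roles of $k$ and $k+1$.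

This argument is not available when $k$ and $k+1$ are the two middle nodes, and there we compute. Let $S=\{-A,0,1,B\}$ with $A\ge1$, $B\ge2$, $k=0$, $a,b\ge1$, and write $L=(H,b,M)$ as in \eqref{eq:XY}. As integral coordinates for $M=\nu_{-A}\mathrm{ev}_{-A}+\nu_B\mathrm{ev}_B$ we take
\[
h=M(1)=\nu_{-A}+\nu_B,\qquad e=M(t)-(B-A)h=A\nu_B-B\nu_{-A}.
\]
Then $(A+B)\nu_B=e+Bh$ and $(A+B)\nu_{-A}=Ah-e$, so $\nu\ge0$ means $-Bh\le e\le Ah$. Moreover $Y=e/W_0$ and $X=(e+h)/W_1$ with $W_0=AB$, $W_1=(A+1)(B-1)$. By \eqref{eq:XY}, the assumption on $L$ reads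
\[
-Bh\le e\le Ah,\qquad e\ge-aW_0,\qquad e+h\le bW_1 .
\]
We want $L=(a,0,M_0)+(b,b,M_1)$ with both summands integral and in the cone. The first is in the cone if $-Bh_0\le e_0$ and $-aW_0\le e_0\le-h_0$; the missing condition $e_0\le Ah_0$ follows, since $-Bh_0\le-h_0$ gives $h_0\ge0$. The second is in the cone if $0\le e_1\le Ah_1$ and $e_1+h_1\le bW_1$; the missing condition $-Bh_1\le e_1$ follows, since $h_1\ge0$. With $h_1=h-h_0$ and $e_1=e-e_0$ the conditions become
\[
\max(-Bh_0,\ -aW_0,\ e-Ah+Ah_0,\ e+h-h_0-bW_1)\le e_0\le\min(-h_0,\ e).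
\]
For an integer $h_0$ all bounds are integers. Of the eight comparisons, $-aW_0\le e$ and $e+h-h_0-bW_1\le-h_0$ hold by assumption, and the other six say
\[
\max\Bigl(0,\ h-bW_1,\ -\frac eB\Bigr)\le h_0\le\min\Bigl(h,\ aW_0,\ \frac{Ah-e}{A+1}\Bigr).
\]
We check the nine pairs. The bound $0$ is below all three upper bounds. Next $h-bW_1\le h$, and $h-bW_1\le-e\le aW_0$, and $(A+1)(h-bW_1)\le Ah-e$ because $h+e\le bW_1\le(A+1)bW_1$. Further $-\frac eB\le h$, and $-\frac eB\le aW_0$ because $-e\le aW_0$. In the last pair both bounds may be fractional, and we need $c:=\lceil-\frac eB\rceil\le\frac{Ah-e}{A+1}$. For $e\ge0$ we have $c\le0$. For $e<0$ we have $1\le c\le h$ and $-e\ge B(c-1)+1\ge c$, so $(A+1)c\le Ah-e$. Hence integers $h_0$ and $e_0$ exist.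
\end{proof}

\section{The window method}\label{sec:window}

\subsection{Atoms}
With five or more nodes slicing no longer leads to polygons. Instead we single out one node, the \emph{reference node}, and build a unit from pieces placed on the other nodes, letting the reference node supply the missing weight. Translate so that the reference node is $0$; the translated nodes are called \emph{positions}. Let $S^*=S\setminus\{0\}$. For $\lambda\ge0$ on $S$ and $\nu\ge0$ on $S^*$ put
\[
x=\lambda_0,\qquad\mu_\tau=|\tau|\lambda_\tau\ \ (\tau\in S^*),\qquad r(\nu)=\sum_{\tau\in S^*}\frac{\nu_\tau}{|\tau|}.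
\]
We call $r(\nu)$ the \emph{mass} of $\nu$ and $\nu_\tau/|\tau|$ the \emph{contribution} of $\tau$; thus $r(\mu)=|\lambda|-x$. An \emph{atom} is a nonzero $\nu\ge0$ on $S^*$ with $r(\nu)\le1$ whose signed version $(\operatorname{sgn}(\tau)\nu_\tau)_\tau$ is integral. If $\lambda$ is integral, then so is the signed version $(\tau\lambda_\tau)_\tau$ of $\mu$.

\begin{lemma}\label{lem:atoms}
If $\nu\le\mu$ is a sum of atoms with $1-x\le r(\nu)\le1$, then $\lambda$ has a unit.
\end{lemma}

\begin{proof}
Put $c_\tau=\nu_\tau/|\tau|$ and $c_0=1-r(\nu)$. Then $0\le c\le\lambda$, $|c|=1$, and $c(p)=p(0)+\sum\operatorname{sgn}(\tau)\nu_\tau\frac{p(\tau)-p(0)}\tau\in\mathbb Z$ for $p\in\mathbb Z[t]$, because $\frac{p-p(0)}t\in\mathbb Z[t]$.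
\end{proof}

The interval $[1-x,1]$ is the \emph{window}. Three kinds of atoms are used throughout.
\begin{itemize}
\item \emph{One-sided atoms}: units supported on $S\cap(0,\infty)$ or on $S\cap(-\infty,0)$. If all positions in the support are at distance at least $m$, the mass is at most $\frac1m$. A single position $\tau$ with entry $1$ has mass $\frac1{|\tau|}$.
\item \emph{Cross atoms}: for positions $a>0$ and $-b<0$, the entries $\nu_a=\nu_{-b}=\frac1{a+b}$. The signed version is the divided difference $p[-b,a]$, and the mass is $\frac1{ab}$.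
\item \emph{Triple atoms}: for positions $-b,2,3$ and an integer $0\le k\le b+3$,
\[
(\nu_{-b},\nu_2,\nu_3)=\Bigl(\frac k{(b+2)(b+3)},\ \frac k{b+2},\ 1-\frac k{b+3}\Bigr),\qquad r=\frac13+\frac k{6b},
\]
provided $r\le1$; and the mirror images. The signed version takes the values $1,1,-k$ on $1$, $t-2$, $(t-2)(t-3)$. The mass is $\frac13+k\,\frac{6+3b(b+3)-2b(b+2)}{6b(b+2)(b+3)}$, and the numerator equals $(b+2)(b+3)$.
\end{itemize}

Let $\mathcal A$ be a set of atoms. A vector $\nu$ with $0\le\nu\le\mu$ is \emph{$\mathcal A$-reduced} if $\nu\ge\alpha$ holds for no $\alpha\in\mathcal A$, and $\mathcal A$ \emph{leaves at most $C$} if $r(\nu)\le C$ for every $\mathcal A$-reduced $\nu$. When $\mathcal A$ contains all one-sided atoms, the restriction of a reduced $\nu$ to either side is free, so its entries are below $1$ and satisfy \eqref{eq:pair}. When $\mathcal A$ contains the cross atom for $a,-b$, one of $\nu_a,\nu_{-b}$ is below $\frac1{a+b}$.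

\begin{example}\label{ex:three}
Let $S=\{-2,0,2\}$, and let $\lambda\ge0$ be real with $|\lambda|\ge2$. We claim that $\lambda$ has a unit. Assume all weights are below $1$, and take as reference a node of largest weight $x\ge\frac23$. Suppose first that this is the middle node. Subtract from $\mu$ single-position atoms (mass $\frac12$) and cross atoms (entries $\frac14,\frac14$, mass $\frac14$) as long as possible. In the remainder both entries are below $1$ and one is below $\frac14$, so its mass is below $\frac12+\frac18$. The extracted atoms have total mass above $2-x-\frac58>1-x$, and each has mass at most $\frac12\le x$, the length of the window. Adding them one at a time, we hit the window by stepping, and Lemma~\ref{lem:atoms} gives a unit. If the reference is an end node, the positions are at distances $2$ and $4$, single-position atoms leave less than $\frac34$, and the argument is the same.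
\end{example}

Two things made this work: the remainder has mass at most $|\lambda|-1$, so that the extracted mass reaches the window, and the atoms are not longer than the window, so that they do not jump over it. A position at distance $1$ endangers both, since it may hold mass almost $1$ in the remainder and its single-position atom has mass $1$. When $x$ is small, some atoms are longer than the window even without such positions; part (b) of the next lemma repairs this with a reserve of small atoms.

\begin{lemma}[Window lemma]\label{lem:window}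
Let $0<x<1$, and let $\mathcal A$ be a set of atoms of mass at most $\beta\le1$ that leaves at most $|\lambda|-1$. Then $\lambda$ has a unit in each of the following cases.
\begin{itemize}
\item[(a)] $\beta\le x$.
\item[(b)] The set $\mathcal A_x=\{\alpha\in\mathcal A:r(\alpha)\le x\}$ leaves at most $|\lambda|-\beta$.
\item[(c)] $x\ge\frac12$ and $\mathcal A$ is the set of all atoms.
\end{itemize}
\end{lemma}

\begin{proof}
Subtract from $\mu$ members of $\mathcal A_x$ (``small'' atoms) as long as the remainder stays nonnegative, and then arbitrary members of $\mathcal A$; the latter have mass above $x$ (``big'' atoms), since the remainder no longer dominates a small one. The process is finite, because bounded denominators give a positive lower bound for the mass of an atom. The extracted atoms have total mass at least $(|\lambda|-x)-(|\lambda|-1)=1-x$. By Lemma~\ref{lem:atoms} we need a subcollection with mass in the window.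

(a) All atoms are small; apply stepping from $0$.

(b) The small atoms have total mass $s\ge(|\lambda|-x)-(|\lambda|-\beta)=\beta-x$. Add big atoms as long as their sum $B$ stays below $1-x$. If all big atoms are used, step from $B$ with the small ones; the final sum is at least $1-x$. Otherwise the next big atom brings the sum to at least $1-x$. If this sum is at most $1$, we are done. If not, $B>1-\beta$, hence $B+s>1-x$, and we again step from $B$ with the small atoms.

(c) If some atom below $\mu$ has mass at least $1-x$, it lies in the window by itself. Otherwise all extracted atoms have mass below $1-x\le x$, and we step from $0$.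
\end{proof}

For integral $\lambda$ and a reference node at the end of $S$, the vector $\mu$ may decompose completely, and no estimate of a remainder is needed.

\begin{lemma}[End nodes]\label{lem:end}
Let $o=\min S$ or $o=\max S$, and suppose that $S\setminus\{o\}$ is normal. Every integral $\lambda\ge0$ on $S$ with $|\lambda|\ge2$ and $\lambda_o\ge\frac12$ has a unit.
\end{lemma}

\begin{proof}
Let $o=0=\min S$ and $x=\lambda_0<1$. The vector $\mu=(\tau\lambda_\tau)$ is integral and nonnegative on $S^*$, hence a sum of units on $S^*$. These are one-sided atoms of total mass $|\lambda|-x\ge1-x$. If one of them has mass at least $1-x$, it lies in the window; otherwise all have mass below $1-x\le x$, and we step from $0$.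
\end{proof}

\section{All gaps at least two}\label{sec:gaps2}

\begin{theorem}\label{thm:A}
If all gaps of $S$ are at least $2$, then every free real vector $\lambda\ge0$ on $S$ has $|\lambda|<2$.
\end{theorem}

No integrality of $\lambda$ is assumed. This is what makes an induction possible: the remainder $\nu$ restricted to one side of the reference node is a free vector on a smaller set, but it need not be integral. The theorem fails as soon as one gap equals $1$. On $S=\{0,1,3\}$ a unit $c$ has $6c_3=c(t(t-1))\in\mathbb Z$; if $c_3<\frac16$, then $c_3=0$, $c_1=c(t)\in\mathbb Z$, and $c$ is a single node. So $(0.95,\,0.95,\,0.15)$ is free with total weight $2.05$.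

To apply the window lemma we must bound the mass of a free vector on one side of the reference node. With Section~\ref{sec:interior} in view we allow the last gap to be $1$. A \emph{half-set} is a finite set $Q$ of integers $\ge2$ in which all gaps are at least $2$, except that the last gap may be $1$; in that case we write $o=\max Q$ and call $o$ the \emph{close end}. The $k$-th element of $Q$ is at least $2k$, except that a close end is only at least $2|Q|-1$. The set $Q\cap[m,\infty)$ is again a half-set. For $\nu$ on $Q$ let $r(\nu)=\sum\nu_a/a$.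

Theorem~\ref{thm:A} is proved by induction on $|S|$, together with the lemmas of this section: Lemmas \ref{lem:half} and~\ref{lem:small} use Theorem~\ref{thm:A} only for subsets of the half-sets in question, and in the proof of the theorem for $S$ these half-sets have fewer than $|S|$ elements.

\begin{lemma}\label{lem:half}
Let $Q\ne\emptyset$ be a half-set, $Q\subset[m,\infty)$ with an integer $m\ge2$, and let $\nu$ be free on $Q$.
\begin{itemize}
\item[(a)] $r(\nu)<\frac56$ if $Q=\{2,3\}$, and $r(\nu)<\frac34$ otherwise.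
\item[(b)] If $\min Q\ge3$ and $|Q|\ge3$, then $r(\nu)<\frac23$.
\item[(c)] $r(\nu)<\frac1m+\frac1{m+2}+\frac1{m+3}$.
\item[(d)] $\sum_{a\in Q}\frac1{a(a+2)}\le\frac1{2m}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $u<1$ be the entry of $\nu$ at $\min Q$. If all gaps of $Q$ are at least $2$, then $|\nu|<2$ by Theorem~\ref{thm:A}, so
\begin{equation}\label{eq:twoterm}
r(\nu)<\frac um+\frac{2-u}{m+2}\le\frac1m+\frac1{m+2}.
\end{equation}
This gives (c), and for $m=2$ and $m=3$ it gives $\frac34$ and $\frac8{15}$, hence (a) and~(b). So let $Q$ have a close end $o$; Theorem~\ref{thm:A} and \eqref{eq:twoterm} apply to $Q\setminus\{o\}$.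

(c) If $|Q|=2$, then $r<\frac1m+\frac1{m+1}$ and $\frac1{m+1}\le\frac2{m+3}$. If $|Q|\ge3$, then $o\ge m+3$, and $o$ adds less than $\frac1{m+3}$ to \eqref{eq:twoterm}.

(b) Here $o\ge6$ and $o-\min Q\ge3$, so $\nu_o<\frac43-u$ by \eqref{eq:pair}, and $r<\frac u3+\frac{2-u}5+\frac{4/3-u}6=\frac{28}{45}-\frac u{30}<\frac23$.

(a) For $Q=\{2,3\}$ we have $r<\frac12+\frac13$, and for $Q=\{a,a+1\}$ with $a\ge3$ we have $r<\frac13+\frac14$. By (b) we may assume $|Q|\ge3$ and $2\in Q$, so $u=\nu_2$. Let $a_2\ge4$ be the second element. We apply \eqref{eq:pair} with the node $2$.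
\begin{itemize}
\item $Q=\{2,4,5\}$: $r<\frac u2+\frac{3/2-u}4+\frac{4/3-u}5<0.70$.
\item $|Q|=3$, $a_2\ge5$, $o\ge6$: $r<\frac u2+\frac{4/3-u}5+\frac{5/4-u}6<0.61$.
\item $|Q|\ge4$, $a_2\ge5$, so $o\ge8$: $r<\frac u2+\frac{2-u}5+\frac{6/5-u}8<0.73$.
\item $|Q|\ge4$, $a_2=4$, so $o\ge7$ and the other elements are at least $6$. Then $r<\frac u2+\frac{\nu_4}4+\frac{2-u-\nu_4}6+\frac{\nu_o}7$, which increases with $\nu_4$. If $u\ge\frac12$, then $\nu_4<\frac12$ by the first inequality in \eqref{eq:pair}, and $r<\frac u2+\frac18+\frac{3/2-u}6+\frac{6/5-u}7<0.74$. If $u<\frac12$, then $r<\frac u2+\frac14+\frac{1-u}6+\frac17<0.73$.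
\end{itemize}
Each bound is increasing in $u$ and is evaluated at $u=1$, or at $u=\frac12$ in the last case.

(d) We have $\frac1{a(a+2)}=\frac12\bigl(\frac1a-\frac1{a+2}\bigr)$. For gaps at least $2$ the intervals $[a,a+2]$ do not overlap, so the sum is at most $\frac12\bigl(\frac1m-\frac1{\max Q+2}\bigr)$. With a close end $o$ the sum is at most $\frac12\bigl(\frac1m-\frac1{o+1}\bigr)+\frac1{o(o+2)}\le\frac1{2m}$, as $2(o+1)\le o(o+2)$.
\end{proof}

Two sides of mass almost $\frac34$ would leave too much. Cross atoms ensure that only one side can be heavy.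

\begin{lemma}[Light side]\label{lem:light}
Let $Q_+,Q_-\subset[m,\infty)$ be half-sets, $m\ge2$, and let $\nu\ge0$ on $Q_+\cup(-Q_-)$ dominate no cross atom. Then one of the two sides, the \emph{light} side, has mass below $\frac1{2m}$.
\end{lemma}

\begin{proof}
An empty side has mass $0$. Otherwise let $b_1=\min Q_-$. Either $\nu_a<\frac1{a+b_1}\le\frac1{a+2}$ for all $a\in Q_+$, or some $\nu_a$ is at least $\frac1{a+b_1}\ge\frac1{a+b}$ for all $b\in Q_-$, and then $\nu_{-b}<\frac1{a+b}\le\frac1{b+2}$ for all $b$. Apply Lemma~\ref{lem:half}(d).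
\end{proof}

Case (b) of the window lemma needs a bound for what the small atoms leave. Positions close to the reference node carry no small atoms, but if the reference node has the largest weight, each of them contributes at most $x$.

\begin{lemma}\label{lem:small}
Let $0<x<\frac12$.
\begin{itemize}
\item[(a)] Let $Q$ be a half-set and $0\le\nu_a\le ax$ for $a\in Q$. If $\nu$ dominates no unit on $Q$ of mass at most $x$, then $r(\nu)<\frac{89}{84}$.
\item[(b)] Let $Q_+,Q_-$ be half-sets, possibly empty, and $0\le\nu_\tau\le|\tau|x$ on $Q_+\cup(-Q_-)$. If $\nu$ dominates no one-sided atom and no cross atom of mass at most $x$, then $r(\nu)<\frac32$.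
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $D=1/x>2$. Call $a\in Q$ \emph{far} if $a\ge D$ and \emph{near} otherwise. Units on the far part have mass at most $x$, so $\nu$ is free on the far part; each near element contributes at most $x$.

Let $x<\frac14$, so $D>4$. If $Q$ has a close end that is near, then all elements are near, $2|Q|-1<D$, and $r\le|Q|x<\frac12+\frac x2<1$. Otherwise the number $k$ of near elements satisfies $2k<D$, so they contribute less than $\frac12$, and the far ones, which are at least $5$, contribute less than $\frac15+\frac17+\frac18<\frac12$ by Lemma~\ref{lem:half}(c).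

Let $x\ge\frac14$, so $2<D\le4$; near elements lie in $\{2,3\}$, and $2$ is near if it belongs to $Q$. If both are near, then $Q=\{2,3\}$ and $r\le2x<1$. If exactly one element is near, it contributes less than $\frac12$; either $Q=\{2,3\}$ and the other element contributes less than $\frac13$, or the others are at least $4$ and contribute less than $\frac14+\frac16+\frac17=\frac{47}{84}$. If none is near, then $Q\subset[3,\infty)$ and $r<\frac13+\frac15+\frac16$.

(b) By (a) each side has mass below $\frac{89}{84}<1.06$. We find a side of mass below $0.43$, by applying Lemma~\ref{lem:light} to $Q_\pm\cap[m,\infty)$ with $m$ so large that the cross atoms there have mass at most $\frac1{m^2}\le x$. If $x\ge\frac14$, take $m=2$; the light side has mass below $\frac14$. If $\frac19\le x<\frac14$, take $m=3$; on one side the elements $\ge3$ contribute less than $\frac16$, and the element $2$ contributes at most $x<\frac14$, in total less than $\frac5{12}$. If $x<\frac19$, take $m=\lceil x^{-1/2}\rceil$. On one side the elements $\ge m$ contribute less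 than $\frac1{2m}\le\frac{\sqrt x}2$. The number $k$ of elements below $m$ satisfies $2k-1\le m-1$, so they contribute at most $\frac{mx}2<\frac{\sqrt x+x}2$. The total is below $\sqrt x+\frac x2<\frac13+\frac1{18}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $|\lambda|\ge2$; we find a unit. We may assume that all weights are below $1$, so $|S|\ge3$; this also settles the base of the induction. Take as reference a node of largest weight $x$. Then $S^*=Q_+\cup(-Q_-)$ with half-sets without close ends. Let $\mathcal A$ consist of the one-sided and the cross atoms; their mass is at most $\beta=\frac12$. In a reduced vector the light side has mass below $\frac14$ and the other side below $\frac34$ (Lemmas \ref{lem:light} and~\ref{lem:half}(a)), so $\mathcal A$ leaves at most $1\le|\lambda|-1$. If $x\ge\frac12$, use Lemma~\ref{lem:window}(a). If $x<\frac12$, then $\mu_\tau\le|\tau|x$, so $\mathcal A_x$ leaves at most $\frac32\le|\lambda|-\beta$ by Lemma~\ref{lem:small}(b), and Lemma~\ref{lem:window}(b) applies.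
\end{proof}

\section{Interior gaps at least two}\label{sec:interior}

\begin{theorem}\label{thm:B}
If all gaps of $S$ are at least $2$ except possibly the first and the last, then $S$ is normal.
\end{theorem}

\begin{corollary}\label{cor:interior}
If all interior gaps of $T$ are at least $2$, then $C_d(T)$ is normal.
\end{corollary}

\begin{proof}
A gap of length $1$ in a subset $S\subset T$ is formed by $\{\tau_1,\tau_2\}$ or $\{\tau_{n-1},\tau_n\}$, so it is the first or the last gap of $S$. Apply Theorem~\ref{thm:B} and \eqref{eq:subsets}.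
\end{proof}

The new feature is that the reference node may have a neighbor at distance $1$. The following lemma handles a neighbor that is alone on its side and has weight below $\frac12$.

\begin{lemma}\label{lem:inner}
Let $S=\{-1,0\}\cup Q$ with a half-set $Q$, $|Q|\ge3$. Let $\nu\ge0$ on $S^*$ dominate no unit on $Q$ and no cross atom, and let $y=\nu_{-1}<\frac12$. Then $r(\nu)<1$.
\end{lemma}

\begin{proof}
Write $r(\nu)=y+r_+$. By Lemma~\ref{lem:half}(a), $r_+<\frac34$, which suffices for $y\le\frac14$. The cross atom for $a,-1$ shows that $y\ge\frac1{a+1}$ implies $\nu_a<\frac1{a+1}$. If $y\ge\frac13$, this holds for all $a\in Q$, and $r_+<\sum_{a\ge2}\frac1{a(a+1)}=\frac12$. Let $\frac14\le y<\frac13$; then $\nu_a<\frac1{a+1}$ for $a\ge3$, and we show $r_+<\frac23$. If $2\notin Q$, then $r_+<\sum_{a\ge3}\frac1{a(a+1)}=\frac13$. If $2\in Q$, it contributes less than $\frac12$. The other elements are at least $4$, and they contribute less than $\sum\frac1{(a-1)(a+1)}\le\frac16$, by Lemma~\ref{lem:half}(d) for the half-set $\{a-1:a\in Q,\ a\neq 2\}\subset[3,\infty)$.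
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We use induction on $|S|$. For $|S|\le4$ this is Proposition~\ref{prop:four}. Let $|S|\ge5$. Subsets of $S$ have the same gap property, so proper subsets are normal. Let $\lambda\ge0$ be integral with $|\lambda|\ge2$; we may assume $0<\lambda_\tau<1$ for all $\tau$. If the first (last) gap is $1$, we call $\min S$ ($\max S$) an \emph{outer} node and its neighbor an \emph{inner} node. An outer node of large weight spoils the estimates of the remainder, so we dispose of this case first, using integrality.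

\smallskip
\emph{Step 1: some outer node has weight $z\ge\frac13$.} By the mirror let it be $\min S$, and let $y$ be the weight of its inner neighbor. If $z\ge\frac12$, use Lemma~\ref{lem:end}. Let $z<\frac12$.

If $y\ge\frac12$, take the inner node as reference. Then $S=\{-1,0\}\cup Q$ with a half-set $Q$, $|Q|\ge3$, and $\mu_{-1}=z<\frac12$. By Lemma~\ref{lem:inner} the set of all atoms leaves at most $1$, and Lemma~\ref{lem:window}(c) applies.

If $y<\frac12$, take the outer node as reference; the window is $[1-z,1]$. Now $S^*=\{1\}\cup Q'$ with a half-set $Q'$, $\min Q'\ge3$, $|Q'|\ge3$, and $\mu$ is integral. Subtract units on $Q'$, each of mass at most $\frac13\le z$, until the remainder $\nu$ is free on $Q'$. Then $\nu$ is integral, $\nu_1=y$, and $\rho=r(\nu)<\frac12+\frac23$ by Lemma~\ref{lem:half}(b). The extracted units have total mass $E\ge2-z-\rho$. If $\rho\le1$, then $E\ge1-z$ and we step from $0$. If $\rho>1$, we recover part of the remainder. As $S^*$ is normal, $\nu$ is a sum of units on $S^*$; these are atoms, with masses $r_j\le1$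 and $\sum r_j=\rho$. Some subfamily has mass $s\in[\rho-1,1]$: a single $r_j\ge\rho-1$ if there is one, and otherwise the first partial sum that reaches $\rho-1$, which is below $2(\rho-1)<\frac13$. Since $s+E\ge1-z$, we can step from $s$ with the extracted units.

\smallskip
\emph{Step 2: all outer nodes have weight below $\frac13$.} Take as reference a node of largest weight $x$, so $\mu_\tau\le|\tau|x$.

(i) \emph{The reference is neither inner nor outer.} Then $S^*=Q_+\cup(-Q_-)$ with half-sets. The proof of Theorem~\ref{thm:A} carries over unless a side equals $\{2,3\}$, where the bound is $\frac56$ instead of $\frac34$; triple atoms are made for this case. Let $\mathcal A$ consist of the one-sided atoms, the cross atoms and, if a side equals $\{2,3\}$, for each position at distance $b$ on the other side the triple atom with $k=\lceil\frac{b+3}4\rceil\le\frac{b+6}4$. Its mass is at most $\frac13+\frac{b+6}{24b}\le\frac12$ since $b\ge2$, so $\beta=\frac12$. Let $\nu$ be reduced and suppose $r(\nu)>1$. The light side has mass below $\frac14$,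 so the other side has mass above $\frac34$ and equals $\{2,3\}$; say it is $Q_+$. From $\frac{\nu_2}2+\frac{\nu_3}3>\frac34$ and $\nu_2,\nu_3<1$ we get $\nu_2>\frac56$ and $\nu_3>\frac34$. The triple atoms have entries $\frac k{b+2}\le\frac{b+6}{4(b+2)}\le\frac12$ at $2$ and $1-\frac k{b+3}\le\frac34$ at $3$, so $\nu_{-b}<\frac{b+6}{4(b+3)}\cdot\frac1{b+2}\le\frac25\cdot\frac1{b+2}$ for all $b\in Q_-$. By Lemma~\ref{lem:half}(d) the side $Q_-$ has mass at most $\frac25\cdot\frac14$, and $r(\nu)<\frac56+\frac1{10}<1$, a contradiction. So $\mathcal A$ leaves at most $1$. Conclude with Lemma~\ref{lem:window}(a) if $x\ge\frac12$, and with Lemmas \ref{lem:small}(b) and~\ref{lem:window}(b) if $x<\frac12$.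

(ii) \emph{The reference is inner.} By the mirror $S=\{-1,0\}\cup Q$, $|Q|\ge3$, and $\mu_{-1}<\frac13$. Let $\mathcal A$ consist of the units on $Q$ and the cross atoms, $\beta=\frac12$. It leaves at most $1$ by Lemma~\ref{lem:inner}. If $x\ge\frac12$, use Lemma~\ref{lem:window}(a). If $x<\frac12$, then $\mathcal A_x$ leaves at most $\frac13+\frac{89}{84}<\frac32$ by Lemma~\ref{lem:small}(a); use Lemma~\ref{lem:window}(b).

(iii) \emph{The reference is outer.} Then $x<\frac13$, $S^*=\{1\}\cup Q'$ as in Step~1, and $\mu_1\le x<\frac13$. Let $\mathcal A$ consist of the units on $Q'$, $\beta=\frac13$. It leaves at most $\frac13+\frac23=1$ by Lemma~\ref{lem:half}(b), and $\mathcal A_x$ leaves at most $\frac13+\frac{89}{84}<\frac53\le|\lambda|-\beta$. Use Lemma~\ref{lem:window}(b).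
\end{proof}

\section{Five nodes with an interior gap of length one}\label{sec:five}

A five-node set whose second gap is $1$ is not normal. For dimension $4$ we need to know where its free integral vectors lie. The answer is Lemma~\ref{lem:five}: for the sets that we meet, they resemble the vector of Proposition~\ref{prop:nonnormal}, with total weight $2$ concentrated on the close pair. We first remove total weight at least $3$, for two types of sets.

\begin{lemma}\label{lem:heavy}
Let $S=\{-A,0,1,b,b'\}$ with $A\ge2$, $3\le b<b'$, or $S=\{-A,-1,0,1,B\}$ with $A,B\ge3$. Every real $\lambda\ge0$ on $S$ with $|\lambda|\ge3$ has a unit.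
\end{lemma}

\begin{proof}
Assume all weights are below $1$, and take as reference a node of largest weight $x\ge\frac35$. Let $\mathcal A$ consist of the single-position atoms at distance at least $2$ and the cross atoms named below; all have mass at most $\frac12\le x$. By Lemma~\ref{lem:window}(a) it suffices to show that a reduced $\nu$ has $r(\nu)\le2$. A node at distance $D$ contributes less than $\frac1D$; for $D=1$ this holds because $\nu\le\mu$ and the weights are below $1$. We name nodes by their original labels.

\emph{First set.}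
Reference $-A$: $r<\frac12+\frac13+\frac15+\frac16$. Reference $b'$: $r<1+\frac13+\frac14+\frac16$.
Reference $0$: the nodes $-A,1,b,b'$ contribute less than $\frac12,1,\frac13,\frac14$. The cross atom on $-A,1$ (mass $\frac1A$, entries $\frac1{A+1}$) lowers the first bound to $\frac1{A(A+1)}\le\frac16$ or the second to $\frac13$, so $r<\frac74$.
Reference $1$: the nodes $0,-A,b,b'$ contribute less than $1,\frac13,\frac12,\frac13$. The cross atom on $0,b$ (mass $\frac1{b-1}$, entries $\frac1b$) lowers the first bound to $\frac13$ or the third to $\frac1{b(b-1)}\le\frac16$, so $r<\frac{11}6$.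
Reference $b$: the nodes $1,0,-A$ contribute less than $\frac12,\frac13,\frac15$. If $b'-b\ge2$, then $b'$ adds less than $\frac12$. If $b'-b=1$, the cross atom on $1,b'$ (mass $\frac1{b-1}$, entries $\frac1b$) lowers the bound $1$ for $b'$ to $\frac13$ or the bound for the node $1$ to $\frac16$, so $r<\frac{17}{10}$.

\emph{Second set.} By the mirror it suffices to treat the references $B$, $-1$ and $0$.
Reference $B$: $r<\frac12+\frac13+\frac14+\frac16$.
Reference $-1$: the nodes $0,1,B,-A$ contribute less than $1,\frac12,\frac14,\frac12$. The cross atom on $-A,0$ (mass $\frac1{A-1}$, entries $\frac1A$) lowers the last bound to $\frac16$ or the first to $\frac13$, so $r<\frac{23}{12}$.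
Reference $0$: if $\lambda_{-1},\lambda_1\ge\frac12$, the vector $(\frac12,\frac12)$ on $-1,1$ is a unit below $\lambda$; so assume $\nu_{-1}+\nu_1<\frac32$. Use the cross atoms on $-1,B$ and on $-A,1$, with entries at most $\frac14$. If $\nu_{-1},\nu_1\ge\frac14$, then $B$ and $-A$ contribute less than $\frac1{12}$ each, and $r<\frac32+\frac16$. Otherwise $r<1+\frac14+\frac13+\frac13$.
\end{proof}

When no weight reaches $\frac12$, a single reference node gives too short a window. Two reference nodes $u<v$ together do better.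

\begin{lemma}[Two reference nodes]\label{lem:segment}
Let $\lambda\ge0$ on $S$, let $u<v$ be nodes, $g=v-u$, let $I\subset S\cap(u,v)$, and put $d_\tau=\frac1{(\tau-u)(v-\tau)}$ for $\tau\in I$. Suppose that
\[
\lambda_u,\lambda_v\ge\frac1g,\qquad d_\tau\le\lambda_u+\lambda_v-\frac2g\ \ (\tau\in I),\qquad\lambda_u+\lambda_v+\sum_I\lambda_\tau\ge1+\frac1g+\sum_Id_\tau .
\]
Then $\lambda$ has a unit.
\end{lemma}

\begin{proof}
Consider the window $\bigl[1+\frac1g-\lambda_u-\lambda_v,\ 1-\frac1g\bigr]$, of length $\lambda_u+\lambda_v-\frac2g$. Taking the step $d_\tau$ exactly $\lfloor\lambda_\tau/d_\tau\rfloor$ times for each $\tau\in I$ leads from $0$ to at least $\sum_I\lambda_\tau-\sum_Id_\tau$, which is at least the left end. By stepping there are integers $n_\tau\ge0$ with $n_\tau d_\tau\le\lambda_\tau$ such that $\rho=\sum n_\tau d_\tau$ lies in the window. The weight vector of $p\mapsto-p[u,\tau,v]$ is integral, has sum $0$ and has entry $d_\tau$ at $\tau$. Add $n_\tau$ times these vectors to the integral vector with $\frac jg$ at $v$ and $1-\frac jg$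 at $u$, $j\in\mathbb Z$. The result $c$ is integral with $|c|=1$, $c_\tau=n_\tau d_\tau$ and $c_u=1-\rho-c_v$, and $c_v$ runs through a full residue class modulo $\frac1g$ as $j$ varies. We need $c_v\in[\max(0,1-\rho-\lambda_u),\min(\lambda_v,1-\rho)]$. The four differences between an upper and a lower end are $\lambda_v$, $1-\rho$, $\lambda_u+\lambda_v+\rho-1$ and $\lambda_u$, all at least $\frac1g$. So a suitable $j$ exists.
\end{proof}

\begin{lemma}\label{lem:five}
Let $S=\{-A,0,1,b,b'\}$ with $A\ge2$ and $3\le b<b'$, and let $\lambda$ be integral with $0<\lambda_\tau<1$ and $|\lambda|\ge2$. Then $\lambda$ has a unit, unless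
\[
|\lambda|=2,\qquad\lambda_0,\lambda_1\ge\tfrac12,\qquad R:=\lambda_{-A}+\lambda_b+\lambda_{b'}<\tfrac12 .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:heavy} let $|\lambda|=2$, and by Lemma~\ref{lem:end} and Proposition~\ref{prop:four} let $\lambda_{-A},\lambda_{b'}<\frac12$. We distinguish five cases according to which of $\lambda_0,\lambda_1,\lambda_b$ reach $\frac12$.

\smallskip
\emph{Case 1: $\lambda_0,\lambda_1\ge\frac12$.} We show that $R<\frac12$ if $\lambda$ is free. For $\tau\in\{b,b'\}$ and $0\le k\le\tau-1$ the vector $c_0=\frac k\tau$, $c_1=1-\frac k{\tau-1}$, $c_\tau=\frac k{\tau(\tau-1)}$ is a unit, with values $1,1,k$ on $1,t,t(t-1)$. Take $k=\lceil(1-\lambda_1)(\tau-1)\rceil\le\lceil\frac{\tau-1}2\rceil\le\frac\tau2$. Then $c_0\le\frac12\le\lambda_0$ and $c_1\le\lambda_1$, so freeness forces $\lambda_\tau<\frac k{\tau(\tau-1)}$. This is at most $\frac16$: for $\tau=3$ we have $k\le1$, and for $\tau\ge4$ the bound is at most $\frac1{2(\tau-1)}$. The mirror $t\mapsto1-t$ exchanges $0$ and $1$ and sends $-A$ to $A+1\ge3$, so also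 $\lambda_{-A}<\frac16$. Hence $R<\frac12$.

\smallskip
\emph{Case 2: all five weights are below $\frac12$.} Any two weights have sum above $2-\frac32=\frac12$. We use Lemma~\ref{lem:segment}. Let $g_0=A+b'\ge6$.

If $\lambda_{-A},\lambda_{b'}\ge\frac1{g_0}$, take $(u,v)=(-A,b')$ and $I=\{0,1\}$. The steps are $\frac1{Ab'}\le\frac18$ and $\frac1{(A+1)(b'-1)}\le\frac19$, both below $\frac12-\frac26$, and $2-\lambda_b>\frac32\ge1+\frac16+\frac18+\frac19$.

If $\lambda_{-A}<\frac1{g_0}\le\frac16$, the other four weights have sum above $\frac{11}6$, so each exceeds $\frac{11}6-\frac32=\frac13$. If $(b,b')=(3,4)$, the vector $(\frac16,\frac13,\frac13,\frac16)$ on $0,1,3,4$ is a unit below $\lambda$; its values on $1,t,t^2,t^3$ are $1,2,6,20$. Otherwise $b'\ge5$; take $(u,v)=(0,b')$ and $I=\{1,b\}$. The steps $\frac1{b'-1}$ and $\frac1{b(b'-b)}$ are at most $\frac14\le\frac23-\frac25$, and $\frac{11}6\ge1+\frac15+\frac14+\frac14$.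

If $\lambda_{b'}<\frac1{g_0}$, again the other four weights exceed $\frac13$ and have sum above $\frac{11}6$. Take $(u,v)=(-A,b)$, so $g\ge5$, and $I=\{0,1\}$. The steps $\frac1{Ab}$ and $\frac1{(A+1)(b-1)}$ are at most $\frac16\le\frac23-\frac25$, and $\frac{11}6\ge1+\frac15+\frac16+\frac16$.

\smallskip
In the three remaining cases a reference node of weight at least $\frac12$ is available, and we use Lemma~\ref{lem:window}(c): we must show $r(\nu)\le1$ for every $\nu\le\mu$ that dominates no atom at all. The entries of $\nu$ are below $1$, and \eqref{eq:pair} holds on each side. In Cases 3 and~4 the tightest configuration contains the positions $-1,2,3$. There the cross atom on $-1,3$ has entries $\frac14$, and the triple atoms with $b=1$, $k=1,2$ are $(\frac1{12},\frac13,\frac34)$ and $(\frac16,\frac23,\frac12)$, of mass $\frac12$ and $\frac23$. They bound $y=\nu_{-1}$ as in the third column of the following table; the bound in the first row and the last two columns are explained in the two cases.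
\begin{equation}\label{eq:table}
\begin{array}{cc|c|c|c}
\nu_3&\nu_2&y<&\text{Case 3: }r-y<&\text{Case 4: }r-y<\\[2pt]\hline
[0,\tfrac14)&&\tfrac13&\tfrac1{15}+\tfrac12+\tfrac1{12}&\tfrac{17}{30}+\tfrac1{12}\\[3pt]
[\tfrac14,\tfrac12)&&\tfrac14&\tfrac1{15}+\tfrac12+\tfrac16&\tfrac{17}{30}+\tfrac16\\[3pt]
[\tfrac12,\tfrac34)&\ge\tfrac23&\tfrac16&\tfrac1{15}+\tfrac12+\tfrac14&\tfrac{17}{30}+\tfrac14\\[3pt]
[\tfrac12,\tfrac34)&<\tfrac23&\tfrac14&\tfrac1{15}+\tfrac13+\tfrac14&\tfrac13+\tfrac14+\tfrac16\\[3pt]
[\tfrac34,1)&\ge\tfrac13&\tfrac1{12}&\tfrac1{15}+\tfrac12+\tfrac13&\tfrac{17}{30}+\tfrac13\\[3pt]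
[\tfrac34,1)&<\tfrac13&\tfrac14&\tfrac1{15}+\tfrac16+\tfrac13&\tfrac16+\tfrac13+\tfrac15
\end{array}
\end{equation}
The resulting bounds for $r$ are $\frac{59}{60},\frac{59}{60},\frac{59}{60},\frac9{10},\frac{59}{60},\frac{49}{60}$ in Case~3 and $\frac{59}{60},\frac{59}{60},\frac{59}{60},1,\frac{59}{60},\frac{19}{20}$ in Case~4.

\smallskip
\emph{Case 3: $\lambda_0<\frac12\le\lambda_1$.} The reference is the node $1$. The left positions are $-1$, with entry $y\le\lambda_0<\frac12$, and $-(A+1)$, with entry $\nu'$ and contribution $p=\frac{\nu'}{A+1}<\frac13$. The right positions are $a_0=b-1\ge2$ and $a_1=b'-1\ge3$, with total contribution $r_+$. Note that $\nu_a<\frac1{a+1}$ for both right positions implies $r_+<\frac16+\frac1{12}=\frac14$.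

Let $y\ge\frac13$. The cross atoms with $-1$ give $\nu_a<\frac1{a+1}$ for both $a$, so $r_+<\frac14$. If $\nu'<\frac1{A+1+a_0}\le\frac15$, then $p<\frac1{15}$ and $r<\frac12+\frac1{15}+\frac14$. Otherwise the cross atoms with $-(A+1)$ give $\nu_a<\frac1{A+1+a}\le\frac1{a+3}$ for both $a$, so $r_+<\frac1{10}+\frac1{18}=\frac7{45}$ and $r<\frac12+\frac13+\frac7{45}<1$.

Let $y<\frac13$. If $r_+\le\frac14$, then $r<\frac13+\frac13+\frac14$. Otherwise some $\nu_a\ge\frac1{a+1}$, hence $\nu'<\frac1{A+1+a}\le\frac15$ and $p<\frac1{15}$. If $a_0\ge3$, then $r<\frac13+\frac1{15}+\frac13+\frac14=\frac{59}{60}$. Let $a_0=2$ and $a_1\ge4$. If $\nu_{a_1}\ge\frac1{a_1+1}$, then $y<\frac15$, and \eqref{eq:pair} gives $r_+<\frac{\nu_2}2+\frac{3/2-\nu_2}4<\frac58$, so $r<\frac15+\frac1{15}+\frac58<1$. If not, $r<\frac13+\frac1{15}+\frac12+\frac1{20}<1$. For $(a_0,a_1)=(2,3)$ we have $r-y=p+\frac{\nu_2}2+\frac{\nu_3}3$, which gives the fourth column of \eqref{eq:table}.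

\smallskip
\emph{Case 4: $\lambda_0,\lambda_1<\frac12\le\lambda_b$.} The reference is $b$, and we apply the mirror $t\mapsto b-t$. The node $b'$ is at the position $-e$, $e=b'-b\ge1$, with contribution $y=\frac{\nu_{-e}}e\le\lambda_{b'}<\frac12$. The nodes $1,0,-A$ are at the positions $g=b-1\ge2$, $g+1$ and $s=g+1+A\ge g+3$, with total contribution $\ell$.

If $\nu_g<\frac1{e+g}$ and $\nu_{g+1}<\frac1{e+g+1}$, then $\ell<\frac16+\frac1{12}+\frac15$ and $r<1$. Otherwise the cross atoms give $y<\frac1{e(e+g)}$, and even $y<\frac1{e(e+g+1)}$ if $\nu_{g+1}\ge\frac1{e+g+1}$. If $g\ge3$, then $y<\frac14$ and $\ell<\frac13+\frac14+\frac16=\frac34$. Let $g=2$, so $s\ge5$. By \eqref{eq:pair}, $\nu_s<\frac43-\nu_2$, hence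
\[
\ell<\frac{\nu_2}2+\frac{\nu_3}3+\frac{4/3-\nu_2}5<\frac{17}{30}+\frac{\nu_3}3<\frac9{10}.
\]
Let $e\ge2$. If $\nu_3\ge\frac1{e+3}$, then $y<\frac1{10}$ and $r<1$; otherwise $\nu_3<\frac15$, $y<\frac18$, and $r<\frac18+\frac{17}{30}+\frac1{15}<1$. For $e=1$ we have $y<\frac13$, and the last column of \eqref{eq:table} bounds $\ell=r-y$. Rows $1,2,3,5$ use the displayed inequality, and row $6$ uses $\frac{\nu_s}s<\frac15$. Row $4$ uses $\frac{\nu_s}s<\frac16$, which holds for $s\ge6$; for $s=5$, \eqref{eq:pair} with the position $3$ and $\nu_3\ge\frac12$ gives $\nu_5<\frac12$.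

\smallskip
\emph{Case 5: $\lambda_1<\frac12\le\lambda_0$.} The reference is $0$. Let $p=\frac{\nu_{-A}}A<\frac12$, $y=\nu_1<\frac12$ and $\varphi=\frac{\nu_b}b+\frac{\nu_{b'}}{b'}<\frac7{12}$, so $r=p+y+\varphi$. For $\tau\in\{b,b'\}$, the cross atom on $-A,\tau$ shows: either $\nu_\tau<\frac1{A+\tau}$, or $p<\frac1{A(A+\tau)}$. For $\tau=b$ this means $\frac{\nu_b}b<\frac1{15}$ or $p<\frac1{10}$; for $\tau=b'$ it means $\frac{\nu_{b'}}{b'}<\frac1{24}$ or $p<\frac1{12}$.

Let $y<\frac13$. If $p<\frac1{12}$, then $r<\frac1{12}+\frac13+\frac7{12}=1$. Otherwise $\frac{\nu_{b'}}{b'}<\frac1{24}$, and either $r<\frac12+\frac13+\frac1{15}+\frac1{24}<1$ or $r<\frac1{10}+\frac13+\frac13+\frac1{24}<1$.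

Let $y\ge\frac13$. The cross atom on $-A,1$ gives $p<\frac1{A(A+1)}\le\frac16$. By \eqref{eq:pair} with the position $1$, an entry at position $4$ is below $\frac23$, at position $5$ below $\frac34$, and at a position $\tau\ge6$ below $\frac23+\frac15$. So a position $\tau\ge4$ contributes less than $\frac16$, and a position $\tau\ge5$ less than $\frac3{20}$. If $b\ge4$, then $r<\frac16+\frac12+\frac16+\frac3{20}<1$. Let $b=3$. If $\nu_3<\frac1{A+3}$, then $r<\frac16+\frac12+\frac1{15}+\frac16<1$. Otherwise $p<\frac1{A(A+3)}$, and we need a better bound for $\varphi$.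
\begin{itemize}
\item $b'=4$: the vector $(\frac16,\frac12,\frac13)$ on $1,3,4$ is a unit, with values $1,3,10$ on $1,t,t^2$. As $y\ge\frac16$, we get $\nu_3<\frac12$ or $\nu_4<\frac13$, so $\varphi<\max(\frac16+\frac16,\ \frac{\nu_3}3+\frac1{12})$.
\item $b'=5$: $\nu_3<\frac12$ or $\nu_5<\frac12$, so $\varphi<\max(\frac16+\frac3{20},\ \frac{\nu_3}3+\frac1{10})$.
\item $b'\ge6$: by \eqref{eq:pair}, $\varphi<\frac{\nu_3}3+\frac{4/3-\nu_3}6<\frac7{18}$.
\end{itemize}
In all cases $\varphi<\frac{13}{30}$, and $\varphi<\frac25$ if $\nu_3<\frac9{10}$. If $A\ge3$, then $r<\frac1{18}+\frac12+\frac{13}{30}<1$. If $A=2$, then $p<\frac1{10}$, and $(\nu_{-2},\nu_1,\nu_3)=(\frac1{15},\frac16,\frac9{10})$ is an atom of mass $\frac12$, whose signed version has values $1,2,-1$ on $1$, $t-1$, $(t-1)(t-3)$. Hence either $\nu_{-2}<\frac1{15}$ and $r<\frac1{30}+\frac12+\frac{13}{30}<1$, or $\nu_3<\frac9{10}$ and $r<\frac1{10}+\frac12+\frac25=1$.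
\end{proof}

\section{Dimension four}\label{sec:dim4}

\begin{theorem}\label{thm:dim4}
If $n\ge5$, $\Delta_{23}\ge2$ and $\Delta_{n-2,n-1}\ge2$, then $C_4(T)$ is normal.
\end{theorem}

\begin{example}\label{ex:move}
On $S=\{-2,0,1,3,4\}$ the construction of Proposition~\ref{prop:nonnormal} gives $M$ with $M(1)=1$, $M(t)=1$, $M(t^2)=8$, $X=\frac19$, $Y=-\frac1{24}$. The functional $L=(2,1,M)$ has weights $\lambda_0=\frac{23}{24}$, $\lambda_1=\frac89$, $R=\frac{11}{72}$; it is an exceptional vector of Lemma~\ref{lem:five} and does not split in $\operatorname{cone}(S)$. Add the node $-3$. Then $M=\frac16\mathrm{ev}_{-3}+\frac15\mathrm{ev}_{-2}+\frac{19}{30}\mathrm{ev}_3$, and in this representation $X=\frac5{24}$, $Y=\frac1{18}>0$. So $(1,1,M)$ is a lattice point by \eqref{eq:XY}, and $L=(1,1,M)+\mathrm{ev}_0$.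
\end{example}

So the proof must exploit the freedom in the choice of a representation.

\subsection{Reduction to six, seven and eight nodes}
We use induction on $n$. If all interior gaps are at least $2$, which is the case for $n=5$, Corollary~\ref{cor:interior} applies. So let $n\ge6$, let some interior gap be $1$, and let $L\in\operatorname{cone}(T)$ be integral of height $H\ge2$. Call $v\in T$ \emph{removable} if $T\setminus\{v\}$ satisfies the hypotheses of the theorem. The nodes $\tau_3,\dots,\tau_{n-2}$ are removable, since removing one of them does not shorten the second or the second-to-last gap. The nodes $\tau_1,\tau_2$ are removable if $\Delta_{34}\ge2$, since $\Delta_{34}$ becomes the second gap; likewise $\tau_{n-1},\tau_n$ are removable if $\Delta_{n-3,n-2}\ge2$. The functional $L$ splits if some representation vanishes at a removable node (induction), has a weight at least $1$, or has at most four nodes in its support (Proposition~\ref{prop:four}). So we assume for the rest of the paper: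
\begin{equation}\label{eq:star}
\begin{array}{c}\text{every representation of $L$ on $T$ has all weights below $1$, positive weights}\\ \text{at all removable nodes, and at least five nodes in its support.}\end{array}
\end{equation}
We shall show that $L$ splits or that \eqref{eq:star} is contradictory.

\begin{lemma}\label{lem:extremal}
There are five-element sets $S_+,S_-\subset T$, each containing all removable nodes, such that $\prod_{\sigma\in S_+}(t-\sigma)\ge0$ on $T$ and $\prod_{\sigma\in S_-}(t-\sigma)\le0$ on $T$.
\end{lemma}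

\begin{proof}
The representations of $L$ form a polytope, and its vertices have linearly independent support. Let $\lambda$ be a vertex that minimizes $\sum\lambda_\tau\tau^5$. By \eqref{eq:star} its support $S_+$ has exactly five nodes and contains the removable ones. Let $w=\prod_{S_+}(t-\sigma)$ and suppose $w(v)<0$ for some $v\in T$. Let $\delta$ be $w(v)$ times the weight vector of the fifth divided difference on $S_+\cup\{v\}$. It has entry $1$ at $v$, annihilates $\mathbb R[t]_{\le4}$, and takes the value $w(v)<0$ on $t^5$. For small $\varepsilon>0$ the vector $\lambda+\varepsilon\delta$ is a representation with a smaller value, a contradiction. Maximizing gives $S_-$.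
\end{proof}

In particular there are at most five removable nodes, so $n-4\le5$.
\begin{itemize}
\item $n=9$: $S_+=\{\tau_3,\dots,\tau_7\}$, but the product is negative at $\tau_1$. This case does not occur.
\item $n=8$: $\Delta_{34}\ge2$ or $\Delta_{56}\ge2$ would give six removable nodes, so $\Delta_{34}=\Delta_{56}=1$.
\item $n=7$: if $\Delta_{34}\ge2$, then $S_-=\{\tau_1,\dots,\tau_5\}$, but the product is positive at $\tau_7$. So $\Delta_{34}=1$, and by the mirror $\Delta_{45}=1$.
\item $n=6$: the only interior gap that can be $1$ is $\Delta_{34}$, so $\Delta_{34}=1$.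
\end{itemize}

Assumption \eqref{eq:star} also produces representations for free. The weights at removable nodes can never reach $0$, so when we move the other weights we need not check them.

\begin{lemma}[Transport]\label{lem:transport}
Let $F$ be a set of at most four removable nodes and $w_F=\prod_{\sigma\in F}(t-\sigma)$. Every $\lambda'\ge0$ on $T\setminus F$ with $\sum\lambda'_\tau w_F(\tau)p(\tau)=L(w_Fp)$ for $\deg p\le4-|F|$ extends to a representation of $L$.
\end{lemma}

\begin{proof}
The functional $L-\sum\lambda'_\tau\,\mathrm{ev}_\tau$ vanishes on the multiples of $w_F$, so it equals $\sum_{\sigma\in F}\lambda'_\sigma\,\mathrm{ev}_\sigma$ for unique real numbers $\lambda'_\sigma$, which depend affinely on $\lambda'$. Move along the segment from the restriction to $T\setminus F$ of a representation of $L$, whose weights on $F$ are positive, to $\lambda'$. If a weight on $F$ were not positive at the end, then at the first point where one vanishes we would have a representation that violates \eqref{eq:star}.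
\end{proof}

The representation so obtained satisfies \eqref{eq:star}, and we use this without comment.

\subsection{Eight nodes}
Let $F=\{\tau_3,\dots,\tau_6\}=\{0,1,s,s+1\}$ with $s\ge2$; then $\tau_2\le-2$. The quartic $w=w_F$ is positive on $T\setminus F$, and no representation is supported in $F$, so $N=L(w)$ is a positive integer. Let $\ell_j=\frac{w}{(t-j)w'(j)}$ be the Lagrange polynomials of $F$ and $f_j=L(\ell_j)$. The vector $f$ on $F$ agrees with $L$ on cubics, so it is integral and $|f|=H$. By transport, for each $v\in T\setminus F$ there is a representation $\lambda^{(v)}$ on $F\cup\{v\}$ with weight $N/w(v)$ at $v$; it is an integral vector on five nodes, and applying $L$ to $\ell_j$ gives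
\[
\lambda^{(v)}_j=f_j-\frac N{(v-j)\,w'(j)}\in(0,1)\qquad(j\in F).
\]
The correction has opposite signs for $v=\tau_2$ and $v=\tau_7$, so $f_j$ lies strictly between $\lambda_j^{(\tau_2)}$ and $\lambda_j^{(\tau_7)}$. As $w'(0)<0<w'(s+1)$, we have $\lambda_0^{(\tau_7)}>f_0>\lambda_0^{(\tau_2)}$ and $\lambda_{s+1}^{(\tau_2)}>f_{s+1}$.

Let $s\ge3$. If $\lambda_0^{(\tau_2)}\ge\frac12$, then $\lambda_0^{(\tau_7)}>\frac12$ and $0$ is the first node of $F\cup\{\tau_7\}$; Lemma~\ref{lem:end} gives a unit. Otherwise Lemma~\ref{lem:five} applies to $\{\tau_2,0,1,s,s+1\}$, and $\lambda_0^{(\tau_2)}<\frac12$ excludes the exception.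

Let $s=2$, $F=\{0,1,2,3\}$. We have $0<f_j<1$. The values of $f$ on $t(t-2)(t-3)$ and $t(t-1)(t-3)$ are $2f_1$ and $-2f_2$, so $f_1=f_2=\frac12$, and $f_0+f_3=H-1\ge1$. If $f_0\ge\frac12$, apply Lemma~\ref{lem:end} to $\lambda^{(\tau_7)}$ and the first node $0$. If $f_3\ge\frac12$, apply it to $\lambda^{(\tau_2)}$ and the last node $3$.

\subsection{Six nodes}
Let $T=\{-A',-A,0,1,b,b'\}$ with $2\le A<A'$ and $3\le b<b'$. We write $L=(H,K,M)$ as in \eqref{eq:XY}; the nodes $0,1$ are removable. Let $T_0=\{-A',-A,b,b'\}$.

\subsubsection*{The segment of representations}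
Let $N\in\operatorname{cone}(T_0)$ be a functional on quadratics. Its representations on $T_0$ form a segment $\nu+\theta\delta$, $\theta_{\min}\le\theta\le\theta_{\max}$, where $-\delta$ is the weight vector of the third divided difference on $T_0$. The signs of $\delta$ on $-A',-A,b,b'$ are $+,-,+,-$. By the second formula in \eqref{eq:interp}, evaluated at the fourth node, the third divided difference of $\frac1{t-c}$ is $-\prod_{\tau\in T_0}(\tau-c)^{-1}$. So $X$ and $Y$ increase with $\theta$, at the rates $\frac1{(A'+1)(A+1)(b-1)(b'-1)}$ and $\frac1{A'Abb'}$, and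
\begin{equation}\label{eq:kappa}
\kappa:=\frac{dY}{dX}=\frac{A'+1}{A'}\cdot\frac{A+1}A\cdot\frac{b-1}b\cdot\frac{b'-1}{b'}<\frac43\cdot\frac32=2 .
\end{equation}
At $\theta_{\max}$ the support lies in $\{-A',-A,b\}$ or $\{-A',b,b'\}$, the two \emph{upper triangles}; at $\theta_{\min}$ it lies in $\{-A',-A,b'\}$ or $\{-A,b,b'\}$. Let $q_1,q_2$ interpolate $\frac1t$ on the first two sets and $\tilde q_1,\tilde q_2$ interpolate $\frac1{t-1}$ on the last two, in this order. By \eqref{eq:interp}, $\frac1t-q_1<0$ at $b'$, $\frac1t-q_2<0$ at $-A$, $\frac1{t-1}-\tilde q_1>0$ at $b$ and $\frac1{t-1}-\tilde q_2>0$ at $-A'$. Hence $Y\le N(q_i)$ and $X\ge N(\tilde q_i)$ for all representations, with equality on the respective triangle. Therefore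
\[
Y_{\max}(N)=\min(N(q_1),N(q_2)),\qquad X_{\min}(N)=\max(N(\tilde q_1),N(\tilde q_2)),
\]
and a representation on an upper triangle has $Y=Y_{\max}$.

The obstruction of Proposition~\ref{prop:nonnormal} was a lattice point with $Y_{\max}<0<X_{\min}$. With two nodes on each side of the pair there is none.

\begin{lemma}\label{lem:quad}
If $N$ is a lattice point of the quadrilateral $C_2(T_0)$ and $Y_{\max}(N)<0$, then $X_{\min}(N)\le0$.
\end{lemma}

\begin{proof}
Let $x=N(t)$, $y=N(t^2)$. The quadratics $(t+A)(t-b)$ and $(t+A')(b'-t)$ are nonnegative on $T_0$, so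
\[
h_1=y-(b-A)x-Ab\ge0,\qquad h_2=(b'-A')x+A'b'-y\ge0 .
\]
Put $\xi=x-b+A$ and $\eta=x-b'+A'$. If $e_1,e_2$ are the first two elementary symmetric functions of the three interpolation nodes, the first formula in \eqref{eq:interp} gives $Eq=t^2-e_1t+e_2$ for $c=0$ and $E\tilde q=(t^2-e_1t+e_2)+(t-e_1+1)$ for $c=1$. Applying $N$ we obtain four integers:
\begin{align*}
A'Ab\cdot N(q_1)&=y-(b-A-A')x+AA'-A'b-Ab=h_1+A'\xi=:F_1,\\
-A'bb'\cdot N(q_2)&=y-(b+b'-A')x+bb'-A'b-A'b'=-h_2-b\eta=:F_2,\\
(A'+1)(A+1)(b'-1)\,N(\tilde q_1)&=(-h_2+A\eta)+(\eta+A+1)=-h_2+(A+1)(\eta+1)=:G_1,\\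
-(A+1)(b-1)(b'-1)\,N(\tilde q_2)&=(h_1-b'\xi)+(\xi-b'+1)=h_1-(b'-1)(\xi+1)=:G_2 .
\end{align*}
Suppose $Y_{\max}<0<X_{\min}$. Then $F_1\le-1$ or $F_2\ge1$, and $G_1\ge1$ or $G_2\le-1$. Now $F_1\le-1$ forces $\xi\le-1$ while $G_2\le-1$ forces $\xi\ge0$, and $F_2\ge1$ forces $\eta\le-1$ while $G_1\ge1$ forces $\eta\ge0$. So either $F_1\le-1$, $G_1\ge1$, or $F_2\ge1$, $G_2\le-1$. The mirror $t\mapsto1-t$ maps $T$ to a set of the same form, with $(A,A',b,b')$ replaced by $(b-1,b'-1,A+1,A'+1)$; it exchanges $q_1$ with $-\tilde q_2$ and $\tilde q_1$ with $-q_2$, hence it exchanges the two alternatives. So let $F_1\le-1$ and $G_1\ge1$.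

Put $s=-\xi\ge1$, $w=\eta\ge0$ and $a=A'-A$. Then $h_1\le A's-1$ and $h_2\le(A+1)(w+1)-1$. We have $b-x=A+s$, $b'-x=A'-w$, $x+A'=b'+w$, $x+A=b'+w-a$, and $k:=a-w-s=(b'-x)-(b-x)=b'-b\ge1$. Therefore
\[
h_1+h_2=(x+A')(b'-x)-(x+A)(b-x)=(b'+w)k+a(A+s).
\]
Since $a(A+s)-A's=A(a-s)=A(w+k)$, we get
\begin{multline*}
0\ge h_1+h_2-(A's-1)-\bigl((A+1)(w+1)-1\bigr)\\=(b'+w)k+A(w+k)-(A+1)(w+1)+2\ge b'+1,
\end{multline*}
where the last step uses $k\ge1$. This is a contradiction.
\end{proof}

\subsubsection*{Splitting $L$}
Transport the representation of $M$ at $\theta_{\max}$ to a representation $\lambda$ of $L$. Its support is $\{-A',0,1,b,b'\}$ or $\{-A',-A,0,1,b\}$; the mirror $t\mapsto1-t$ maps the latter to $\{-(b-1),0,1,A+1,A'+1\}$. By Lemma~\ref{lem:five}, $L$ splits unless $H=2$, $\lambda_0,\lambda_1\ge\frac12$ and the other three weights have sum $R<\frac12$. Assume this, and put $u=1-\lambda_1$, $v=1-\lambda_0$. Then $u,v>0$, $u+v=R<\frac12$, and $X=K-1+u$, $Y=K-1-v$ by \eqref{eq:XY}.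

By normality in the plane, $M=\sum_jM_j$ with lattice points $M_j$ of the upper triangle that carries $M$. Let $x_j,y_j$ be the values of $X,Y$ for $M_j$ in this triangle. All nodes $\tau$ of the triangle satisfy $\tau\le-2$ or $\tau\ge3$, so $x_j>y_j$, $x_j\in[-\frac13,\frac12]$ and $y_j\in[-\frac12,\frac13]$. For a set $J$ of indices let $M_J,X_J,Y_J$ be the sums over $J$; then $0\le X_J-Y_J\le R$. We first try to split $L$ inside the simplex, as $(1,k,M_J)+(1,K-k,M-M_J)$. By \eqref{eq:XY} this works if
\begin{equation}\label{eq:good}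
k-1+u\le X_J\le k,\qquad k-1\le Y_J\le k-v .
\end{equation}
Suppose \eqref{eq:good} fails for all $J$ and all integers $k$. We claim that every $J$ has a \emph{level}, an integer $m$ with
\begin{equation}\label{eq:level}
X_J\in[m,m+u)\qquad\text{or}\qquad Y_J\in[m-v,m).
\end{equation}
Let $m_0=\lfloor X_J\rfloor$ and take $k=m_0+1$. If $X_J<m_0+u$, the level is $m_0$. Otherwise the condition on $Y_J$ fails: either $Y_J>m_0+1-v$, and $Y_J\le X_J<m_0+1$ gives level $m_0+1$; or $Y_J<m_0$, and $Y_J\ge X_J-R\ge m_0-v$ gives level $m_0$. In both alternatives of \eqref{eq:level} we have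
\[
m-v\le X_J<m+R,\qquad m-R\le Y_J,
\]
so $m$ is the integer nearest to $X_J$ and is unique.

Adding an index $j$ does not change the level. Let $J'=J\cup\{j\}$ have level $m'$. Suppose $m'\ge m+1$. If $X_J<m+u$, then $x_j>(m+1-v)-(m+u)=1-R>\frac12$; if $Y_J<m$, then $y_j>1-R>\frac12$. Suppose $m'\le m-1$. If $X_{J'}<m-1+u$, then $x_j<(m-1+u)-(m-v)=R-1<-\frac12$; if $Y_{J'}<m-1$, then $y_j<R-1<-\frac12$. All four conclusions contradict the bounds on $x_j,y_j$. The empty set has level $0$ and the full set has level $K-1$. Hence $K=1$ and all levels are $0$.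

Now we leave the simplex. Let $J=\{j:y_j\ge0\}$. As $Y_J\ge0$, level $0$ means $0\le Y_J\le X_J<u$, so $(1,1,M_J)$ is a lattice point. For $j\notin J$ we have $Y_{\max}(M_j)=y_j<0$, so $X_{\min}(M_j)\le0$ by Lemma~\ref{lem:quad}. Thus $M^c=M-M_J$ has a representation on $T_0$ with $X\le0$, while in the triangle it has $X^c=u-X_J>0$ and $Y^c=-v-Y_J$. Between the two lies a representation with $X=0$, and by \eqref{eq:kappa} it has
\[
Y=Y^c-\kappa X^c\ge-v-Y_J-2u+2X_J\ge-v-2u>-1 .
\]
So $(1,0,M^c)$ is a lattice point, and $L=(1,1,M_J)+(1,0,M^c)$.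

\subsection{Seven nodes}
Let $T=\{-A',-A,-1,0,1,B,B'\}$ with $3\le A<A'$ and $3\le B<B'$. The nodes of $F=\{-1,0,1\}$ are removable; the other four are the \emph{outer} nodes.

\subsubsection*{Coordinates}
Let $w=t(t^2-1)$. We describe a functional $L$ by
\[
f_+=L\bigl(\tfrac{t^2+t}2\bigr),\quad f_-=L\bigl(\tfrac{t^2-t}2\bigr),\quad f_0=L(1-t^2),\qquad M=(m_0,m_1)=(L(w),L(tw)).
\]
The three quadratics are the Lagrange polynomials of $F$, so $L(1)=f_++f_-+f_0$, $L(t)=f_+-f_-$, $L(t^2)=f_++f_-$. Thus $L$ is integral if and only if $f_0$, $f_+\pm f_-$, $m_0$, $m_1$ are integers. An outer node $\beta>1$ of weight $\lambda$ adds $\mu\,(1,\beta)$ to $M$, and an outer node $-\alpha<-1$ adds $\mu\,(-1,\alpha)$, where $\mu=\lambda|w(\tau)|$. By a \emph{representation of $M$} we mean an expression of $M$ as a nonnegative combination of the four vectors $(1,B)$, $(1,B')$, $(-1,A')$, $(-1,A)$. These are listed in counterclockwise order, with $(0,1)$ between the second and the third. Applying $L$ to the Lagrange polynomials gives the weights on $F$,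
\begin{equation}\label{eq:weights7}
\lambda_1=f_+-S_+,\qquad\lambda_{-1}=f_--S_-,\qquad\lambda_0=f_0+s,
\end{equation}
where $(S_+,S_-,s)$ is the corresponding combination of
\[
\Bigl(\frac1{2(\beta-1)},\frac1{2(\beta+1)},\frac1\beta\Bigr)\ \text{ for }(1,\beta),\qquad\Bigl(\frac1{2(\alpha+1)},\frac1{2(\alpha-1)},\frac1\alpha\Bigr)\ \text{ for }(-1,\alpha).
\]
A functional lies in $\operatorname{cone}(T)$ if and only if its $M$ has a representation for which the three numbers \eqref{eq:weights7} are nonnegative. For our $L$, transport shows that \emph{every} representation of $M$ gives weights in $(0,1)$ on $F$ and below $1$ on the outer nodes; in particular $M\ne0$, since the support cannot lie in $F$. We speak of the representation \emph{on $\{-\alpha,\beta\}$} or \emph{on $\{B,B'\}$} when only these outer nodes are used. The \emph{near} representation, on $\{-A,B\}$, always exists, since all four vectors lie in the cone spanned by $(1,B)$ and $(-1,A)$. On $\{-\alpha,\beta\}$ we have $(0,1)=\frac{(1,\beta)+(-1,\alpha)}{\alpha+\beta}$, so $(0,1)$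 contributes
\begin{equation}\label{eq:Z}
\Bigl(\frac1{2(\beta-1)(\alpha+1)},\ \frac1{2(\beta+1)(\alpha-1)},\ \frac1{\alpha\beta}\Bigr)
\end{equation}
to $(S_+,S_-,s)$. The mirror $t\mapsto-t$ exchanges $f_+$ with $f_-$ and sends $(m_0,m_1)$ to $(-m_0,m_1)$.

If $H\ge3$, Lemma~\ref{lem:heavy} applies to the near representation. So let $H=2$. Since $s>0$ and $\lambda_0<1$, we have $f_0=-i$ with an integer $i\ge0$, and
\[
2f_+=i+2+e,\qquad2f_-=i+2-e,\qquad e=L(t)\in\mathbb Z .
\]
We construct the splitting explicitly, in three cases.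

\subsubsection*{Case I: $i=0$}
By the mirror let $m_0\ge0$. Writing $M=p(1,B)+q(-1,A)$ we see that $n:=m_1-Bm_0=q(A+B)\ge0$, so $M=m_0(1,B)+n(0,1)$. In the near representation $\lambda_0=s=\frac{m_0A+n}{AB}<1$, hence
\begin{equation}\label{eq:caseI}
m_0A+n\le AB-1,\qquad m_0\le B-1 .
\end{equation}
As $f_\pm>0$, we have $e\in\{0,1,-1\}$.

Let $e=0$, so $f_\pm=1$. Split $L$ into two functionals with $(f_-,f_0,f_+)=(\frac12,0,\frac12)$ and $M$-parts $m'(1,B)+n'(0,1)$, where $(m',n')=(\lceil\frac{m_0}2\rceil,\lfloor\frac n2\rfloor)$ and $(\lfloor\frac{m_0}2\rfloor,\lceil\frac n2\rceil)$. Both are integral of height $1$. On $\{-A,B\}$ they have $S_+=\frac{m'(A+1)+n'}{2(B-1)(A+1)}$ and $S_-=\frac{m'(A-1)+n'}{2(B+1)(A-1)}$, and we need $S_\pm\le\frac12$. For both parts, rounding and \eqref{eq:caseI} give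
\begin{align*}
2\bigl(m'(A+1)+n'\bigr)&\le m_0(A+1)+n+(A+1)\le AB+A+B-1\le2(B-1)(A+1),\\
2\bigl(m'(A-1)+n'\bigr)&\le m_0(A-1)+n+(A-1)\le AB+A-2\le2(B+1)(A-1),
\end{align*}
where the last inequalities are equivalent to $A(B-3)+B-1\ge0$ and $B(A-2)+A\ge0$. So $L$ splits.

Let $e=1$, so $f_+=\frac32$. We find a representation with $S_+\le\frac12$; then $\lambda_1\ge1$ contradicts \eqref{eq:star}. Let $\delta=B'-B$. If $n\ge m_0\delta$, then $M=m_0(1,B')+(n-m_0\delta)(0,1)$, and on $\{-A,B'\}$ we have $S_+=\frac{n+m_0(A+1-\delta)}{2(B'-1)(A+1)}\le\frac{AB-1}{2B(A+1)}<\frac12$. If $n<m_0\delta$, then $M$ is represented on $\{B,B'\}$ with coefficients of sum $m_0$, and $S_+\le\frac{m_0}{2(B-1)}\le\frac12$.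

Let $e=-1$, so $f_-=\frac32$. On $\{-A',B\}$ we have $S_-=\frac{n+m_0(A'-1)}{2(B+1)(A'-1)}<\frac12$, because $n<A(B-m_0)\le(A'-1)(B-m_0)$. Then $\lambda_{-1}\ge1$ contradicts \eqref{eq:star}.

\subsubsection*{Case II: $i\ge1$ and $M$ lies in the cone spanned by $(1,B')$ and $(-1,A')$}
Put $\alpha=A'$, $\beta=B'$, both at least $4$. We work in the \emph{far} representation $M=p(1,\beta)+q(-1,\alpha)$, with weights $y_\pm=\lambda_{\pm1}$ and $\lambda_0$ on $F$. As integral coordinates for $M$ we take $m=m_0=p-q$ and $E=m_1+(\alpha-\beta)m_0=p\alpha+q\beta$. With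
\[
W=\alpha\beta,\qquad U=(\beta-1)(\alpha+1),\qquad V=(\beta+1)(\alpha-1),
\]
so that $U+V=2W-2$ and $U-V=2(\beta-\alpha)$, we have $s=\frac EW$, $S_+=\frac{E+m}{2U}$, $S_-=\frac{E-m}{2V}$. Since $E+\beta m=p(\alpha+\beta)$ and $E-\alpha m=q(\alpha+\beta)$, the conditions $p,q\ge0$ read $-\frac E\beta\le m\le\frac E\alpha$. The rescaled weights
\[
Z_+=2Uy_+=(i+2+e)U-E-m,\quad Z_-=2Vy_-=(i+2-e)V-E+m,\quad Z_0=W\lambda_0=E-iW
\]
are positive integers.

\emph{Room in the far representation.} Passing from the far to the near representation increases $S_+,S_-,s$ by a definite factor, and the weights must stay in $(0,1)$; this bounds $i$ and $e$. In the near representation $(1,\beta)=(1,B)+(\beta-B)(0,1)$ and $(-1,\alpha)=(-1,A)+(\alpha-A)(0,1)$. By \eqref{eq:Z} the ratios of the near to the far contribution of $(1,\beta)$ and of $(-1,\alpha)$ are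
\[
\begin{array}{ll}
\text{for }s:&\frac\beta B\bigl(1+\frac{\beta-B}A\bigr),\ \ \frac\alpha A\bigl(1+\frac{\alpha-A}B\bigr)\ \ge\ \bigl(1+\frac1A\bigr)\bigl(1+\frac1B\bigr)>1+\frac1{\alpha-1}+\frac1{\beta-1},\\[6pt]
\text{for }S_+:&\frac{\beta-1}{B-1}\bigl(1+\frac{\beta-B}{A+1}\bigr),\ \ \frac{\alpha+1}{A+1}\bigl(1+\frac{\alpha-A}{B-1}\bigr)\ \ge\ \bigl(1+\frac1{A+1}\bigr)\bigl(1+\frac1{B-1}\bigr)>1+\frac1\alpha+\frac1{\beta-2},
\end{array}
\]
because $\alpha\ge A+1$ and $\beta\ge B+1$. In the near representation $\lambda_0<1$ and $\lambda_1>0$, so the far representation satisfies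
\begin{equation}\label{eq:room}
1-\lambda_0>s\Bigl(\frac1{\alpha-1}+\frac1{\beta-1}\Bigr),\qquad y_+>S_+\Bigl(\frac1\alpha+\frac1{\beta-2}\Bigr).
\end{equation}
From $\lambda_0>0$ and the first inequality we get $1\le i<s<\min(\alpha,\beta)-1$ and $W-Z_0=W(1-\lambda_0)>s(\alpha+\beta)>\alpha+\beta$. The vectors $(1,\beta)$ and $(-1,\alpha)$ contribute $\frac1{\beta^2-1}$ and $-\frac1{\alpha^2-1}$ to $S_+-S_-$, and $p\le s\beta$, $q\le s\alpha$. Hence $S_+-S_-\le\frac{s\beta}{\beta^2-1}<\frac\beta{\beta+1}<1$ and $S_+-S_-\ge-\frac{s\alpha}{\alpha^2-1}>-1$. As $e=(y_+-y_-)+(S_+-S_-)$, we obtain $|e|\le1$.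

\emph{The splitting.} We let the lattice point $c$ take the whole weight at $0$. Let $c$ have $(f_-,f_0,f_+)=(\frac12,0,\frac12)$ and coordinates $E'=Z_0$, $m'\in\mathbb Z$; it is integral of height $1$. On $\{-\alpha,\beta\}$ its rescaled weights are $U-Z_0-m'$, $V-Z_0+m'$ and $Z_0$, while $L-c$ has coordinates $iW$, $m-m'$ and weight $0$ at the node $0$. Both $c$ and $L-c$ lie in the cone if $l_j\le m'\le u_k$ for
\[
\begin{array}{llll}
l_1=-\frac{Z_0}\beta,&l_2=m-i\beta,&l_3=U-Z_+-Z_0,&l_4=Z_0-V,\\[4pt]
u_1=\frac{Z_0}\alpha,&u_2=m+i\alpha,&u_3=U-Z_0,&u_4=Z_0+Z_--V .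
\end{array}
\]
Only $l_1$ and $u_1$ may be fractional, and $l_1\le0\le u_1$; so it suffices to prove $l_j\le u_k$ for the other fifteen pairs $(j,k)$. The mirror exchanges $\alpha\leftrightarrow\beta$, $U\leftrightarrow V$, $Z_+\leftrightarrow Z_-$, fixes $E,Z_0,i$, and negates $m,m',e$. It therefore exchanges $l_1,l_2,l_3,l_4$ with $-u_1,-u_2,-u_4,-u_3$. Note that
\[
l_3=iW+m-(i+1+e)U,\qquad u_4=m-iW+(i+1-e)V .
\]
\begin{itemize}
\item $(2,2)$, $(3,3)$, $(4,4)$: the differences $u_k-l_j$ are $i(\alpha+\beta)$, $Z_+$, $Z_-$.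
\item $(2,1)$ and its mirror $(1,2)$: since $E=Z_0+iW$, these are $m\le\frac E\alpha$ and $m\ge-\frac E\beta$.
\item $(1,3)$ and its mirror $(4,1)$: equivalent to $Z_0\le\beta(\alpha+1)$ and $Z_0\le\alpha(\beta+1)$, which hold as $Z_0<W$.
\item $(4,3)$: equivalent to $2Z_0\le U+V$, that is, $Z_0\le W-1$.
\item $(2,3)$ and its mirror $(4,2)$: $l_2\le\frac{Z_0}\alpha$ by $(2,1)$, and $Z_0\frac{\alpha+1}\alpha\le U$ because $Z_0<W-\alpha-\beta<\alpha(\beta-1)$.
\item $(3,4)$: equivalent to $2iW\le(i+1)(U+V)+e(U-V)$, that is, $W-1-i+e(\beta-\alpha)\ge0$. For $e=0,1,-1$ the left side is $W-1-i$, $U-i$, $V-i$, and these are positive since $i<\min(\alpha,\beta)-1$.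
\item $(3,2)$ and its mirror $(2,4)$: the first is equivalent to $i\alpha(\beta-1)\le(i+1+e)(\alpha+1)(\beta-1)$, which holds as $e\ge-1$; the mirror uses $e\le1$.
\item $(3,1)$ and its mirror $(1,4)$: let $R$ be the total weight of the two outer nodes. Since $y_-<1$, we have $\lambda_0=2-y_+-y_--R>1-y_+-R$, so
\begin{multline*}
u_1-l_3=\beta(\alpha+1)\lambda_0+(2y_+-1)U\\>(\alpha+1)\bigl[\beta(1-y_+-R)+(2y_+-1)(\beta-1)\bigr]=(\alpha+1)\bigl[1+(\beta-2)y_+-\beta R\bigr].
\end{multline*}
The vectors $(1,\beta)$ and $(-1,\alpha)$ contribute $\frac1{\beta^2-1}$ and $\frac\beta{\alpha(\alpha^2-1)}$ to $\beta R$, that is, $\frac2{\beta+1}$ and $\frac{2\beta}{\alpha(\alpha-1)}$ times their contributions to $S_+$. Both factors are at most $\frac{\beta-2}\alpha+1$; for the second this means $2\beta\le(\alpha-1)(\beta-2)+\alpha(\alpha-1)$, and the right side is at least $3\beta+6$ as $\alpha\ge4$. By \eqref{eq:room}, $\beta R\le S_+\bigl(\frac{\beta-2}\alpha+1\bigr)<(\beta-2)y_+$, so $u_1-l_3>0$.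
\end{itemize}
Hence $m'$ exists and $L$ splits.

\subsubsection*{Case III: $i\ge1$ and $M$ does not lie in that cone}
By the mirror, $M$ lies in the cone spanned by $(1,B)$ and $(1,B')$ and not on the ray of $(1,B')$. With $\delta=B'-B$ and $n=m_1-Bm_0$ this means $m_0>0$ and $0\le n<\delta m_0$. If $n=0$, then $M$ is represented on $\{B\}$ and $L$ on four nodes; so $n\ge1$.

We record the weights for a general functional with $f_0=-j$, $2f_+=a_+$, $2f_-=a_-$ and $M=k(1,B)+n^*(0,1)$, which we denote by $(j;a_+,a_-;k;n^*)$. Put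
\[
\kappa_0=k-jB,\qquad\kappa_+=a_+(B-1)-k,\qquad\kappa_-=a_-(B+1)-k .
\]
On $\{B,B'\}$ we have $M=(k-\frac{n^*}\delta)(1,B)+\frac{n^*}\delta(1,B')$, and on $\{-\alpha,B\}$ we use \eqref{eq:Z}. Then \eqref{eq:weights7} gives
\begin{equation}\label{eq:w3}
\begin{array}{c|ccc}
&B\lambda_0&2(B-1)\lambda_1&2(B+1)\lambda_{-1}\\[2pt]\hline
\{B,B'\}&\kappa_0-\frac{n^*}{B'}&\kappa_++\frac{n^*}{B'-1}&\kappa_-+\frac{n^*}{B'+1}\\[4pt]
\{-\alpha,B\}&\kappa_0+\frac{n^*}\alpha&\kappa_+-\frac{n^*}{\alpha+1}&\kappa_--\frac{n^*}{\alpha-1}
\end{array}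
\end{equation}
Our functional is $L=(i;i+2+e,i+2-e;m_0;n)$, and its $\kappa$-values are
\[
k_0=m_0-iB,\qquad K_+=(2+e)(B-1)-i-k_0,\qquad K_-=(2-e)(B+1)+i-k_0 .
\]
The representations on $\{B,B'\}$ and $\{-A,B\}$ exist and have weights in $(0,1)$ on $F$; in the second the weight at $B$ is at least $\frac{m_0}{B(B^2-1)}$ and below $1$. With \eqref{eq:w3} this yields
\begin{equation}\label{eq:five}
\begin{array}{c}
n<B'k_0,\quad n<A(B-k_0),\quad n<(A+1)K_+,\quad n<(A-1)K_-,\\[2pt]
K_-<2(B+1),\quad m_0<B(B^2-1);
\end{array}
\end{equation}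
in particular $1\le k_0\le B-1$ and $K_\pm\ge1$. If $e\le-1$, then $K_-\ge3(B+1)+i-k_0>2(B+1)$, which contradicts \eqref{eq:five}. So $e\ge0$.

Integer data $(j;a_+,a_-;k;n^*)$ with $a_++a_-=2(1+j)$ define an integral functional of height $1$. Suppose $k,n^*,\kappa_0,\kappa_+,\kappa_-\ge0$. By \eqref{eq:w3} it is a lattice point of $C_4(T)$ if one of the following holds:
\begin{itemize}
\item[(0)] $n^*=0$;
\item[(1)] $n^*\le B'\kappa_0$ and $n^*\le\delta k$ (representation on $\{B,B'\}$);
\item[(2)] $n^*\le(A'+1)\kappa_+$ and $n^*\le(A'-1)\kappa_-$ (representation on $\{-A',B\}$).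
\end{itemize}
We write $L$ as a sum of two such functionals; one has $n^*=0$ and the other $n^*=n$. Data and $\kappa$-values are additive. To carry $n$, a summand must keep either all of $k_0$ or enough of $K_+$ and $K_-$, and this dictates the choices below. We write $\kappa=(\kappa_0,\kappa_+,\kappa_-)$ and omit $n^*$.

\emph{$e=0$.} From $K_-<2(B+1)$ we get $i<k_0$. Let $j=\max(0,\,i+k_0-B+1)$; then $j\le i<k_0\le B-1$. The first summand $(j;j+1,j+1;jB)$ has $\kappa=(0,\,B-1-j,\,B+1+j)\ge0$. The second, $(i-j;\,i-j+1,\,i-j+1;\,m_0-jB)$, has $\kappa=(k_0,\,B-1-i-k_0+j,\,B+1+i-k_0-j)\ge0$. If $j=0$, the second summand has $k=m_0$ and carries $n$ by~(1), as $n<B'k_0$ and $n<\delta m_0$. If $j>0$, the second summand has $\kappa_+=0$, so the first has $\kappa_+=K_+$ and carries $n$ by~(2), as $n<(A+1)K_+$ and $n<A(B-k_0)\le(A'-1)(B+1+j)$.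

\emph{$e\ge1$ and $i\ge k_0$.} Choose an integer $h$ with
\[
\max\bigl(k_0,\ i-e(B-1)\bigr)\le h\le\min\bigl(2(B-1)-k_0,\ i,\ i-(e-2)(B+1)\bigr).
\]
The six comparisons hold. For the lower bound $k_0$ they follow from $k_0\le B-1$, $k_0\le i$ and $K_-\ge0$. For the lower bound $i-e(B-1)$ the first is $K_+\ge0$, the second is $e\ge0$, and the third is $(e-2)(B+1)\le e(B-1)$, that is, $e\le B+1$; this holds because $(e-2)(B+1)<i$ by $K_->0$ and $i<B^2-1$ by $iB<m_0<B(B^2-1)$. Let $j=i-h\ge0$. The first summand $(j;\,j+e,\,j+2-e;\,jB)$ has $\kappa=(0,\,e(B-1)-j,\,(2-e)(B+1)+j)\ge0$. The second, $(h;\,h+2,\,h;\,hB+k_0)$, has $\kappa=(k_0,\,2(B-1)-h-k_0,\,h-k_0)\ge0$ and carries $n$ by~(1), as $n<B'k_0$ and $\delta(hB+k_0)\ge\delta(B+1)k_0\ge(B+\delta)k_0=B'k_0$.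

\emph{$e\ge1$ and $i<k_0$.} Then $K_->0$ forces $e=1$, and $K_-=B+1+i-k_0$. The first summand $(0;1,1;k_0-i)$ has $\kappa=(k_0-i,\,B-1-k_0+i,\,K_-)\ge0$ and carries $n$ by~(2), as $n<(A-1)K_-$ and, because $i\ge1$, $(A'+1)(B-1-k_0+i)\ge(A'+1)(B-k_0)>n$. The second, $(i;\,i+2,\,i;\,i(B+1))$, has $\kappa=(i,\,2(B-1)-2i,\,0)\ge0$.

In every case $L$ splits. This completes the proof of Theorem~\ref{thm:dim4}. Together with Proposition~\ref{prop:nonnormal}, Proposition~\ref{prop:four} and Corollary~\ref{cor:interior}, it proves Theorem~\ref{thm:main}.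

\begin{thebibliography}{9}

\bibitem{HNPS}
Haase, Nill, Paffenholz and Santos,
\emph{Lattice points in Minkowski sums},
Electron. J. Combin. \textbf{15} (2008), \#N11.

\bibitem{HHKO}
Takayuki Hibi, Akihiro Higashitani, Lukas Katth\"an and Ryota Okazaki,
\emph{Normal cyclic polytopes and cyclic polytopes that are not very ample},
arXiv:1202.6117 (2012).

\end{thebibliography}
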